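\title{Two congruences for a double binomial sum:\\ Legendre polynomials and complex multiplication by $\sqrt{-7}$}

\begin{abstract}
We prove two congruences modulo $p^2$, conjectured by Z.-W.~Sun, for truncated double sums of products of central binomial coefficients. The sums are a value and a derivative of a polynomial in two variables at a point of a rational curve. Along this curve the polynomial satisfies, modulo $p^2$, a first integral and a third-order equation, which is the symmetric square of Legendre's equation. The first integral gives a one-parameter family of congruences. The third-order equation expresses the polynomial, modulo $p^2$ and on the whole curve, through the square of the Legendre polynomial $P_{(p-1)/2}$. At the point in question this Legendre polynomial belongs to an elliptic curve with complex multiplication by $\mathbb Z[\frac{1+\sqrt{-7}}2]$, and this determines both sums.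
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Throughout, $p>3$ is a prime and $\left(\frac{\cdot}{p}\right)$ is the Legendre symbol. For rational numbers $a,b$ with denominators prime to $p$ we write $a\equiv b\pmod{p^2}$ if $(a-b)/p^2$ has denominator prime to $p$. Put
\[
S_n=\binom{2n}{n}\sum_{k=0}^n\frac{\binom{2k}{k}^2\binom{2n-2k}{n-k}^2}{\binom nk}\left(-\frac{25}{16}\right)^k,\qquad
\Sigma_1=\sum_{n=0}^{p-1}\frac{182n+31}{576^n}\,S_n,\qquad \Sigma_2=\sum_{n=0}^{p-1}\frac{S_n}{576^n}.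
\]
Since $p\nmid\binom nk$ for $n<p$, both sums have denominators prime to $p$. Sun \cite{Sun} conjectured their residues modulo $p^2$. We prove his conjecture.

\begin{theorem}\label{thm:main}
For every prime $p>3$,
\[
\Sigma_1\equiv\frac p2\left(63\left(\frac{-1}p\right)-1\right)\pmod{p^2}.
\]
For every prime $p>3$, $p\ne7$,
\[
\Sigma_2\equiv\begin{cases}4x^2-2p\pmod{p^2}&\text{if }\left(\frac p7\right)=1\text{ and }p=x^2+7y^2\ (x,y\in\mathbb Z),\\[2pt] 0\pmod{p^2}&\text{if }\left(\frac p7\right)=-1,\text{ i.e., }p\equiv3,5,6\pmod7.\end{cases}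
\]
\end{theorem}

\subsection{A two-variable sum and its simplest case}
Let $(a)_k=a(a+1)\cdots(a+k-1)$, so that $\binom{2k}k=4^k(\frac12)_k/k!$. For $k,j\ge0$ and $n=k+j$ put
\[
a_{k,j}=\frac{\binom{2n}{n}\binom{2k}{k}^2\binom{2j}{j}^2}{64^n\binom nk}=\frac{(\frac12)_{n}}{n!^2}\,\frac{(\frac12)_k^2(\frac12)_j^2}{k!\,j!}.
\]
As $64/576=\frac19$, we have $\Sigma_2=\sum_{k+j<p}a_{k,j}X_*^kY_*^j$ with $X_*=-\frac{25}{144}$ and $Y_*=\frac19$, and $\Sigma_1$ is the same sum with the weight $182(k+j)+31$.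

The axis $Y=0$ shows which answer to expect. There the sum is $\sum_{k<p}(\frac12)_k^3X^k/k!^3$. Let $m=\frac{p-1}2$, let $P_n$ be the Legendre polynomials, and put
\begin{equation}\label{eq:hdef}
h(z)=\sum_{k=0}^md_kz^k,\qquad d_k=\frac{(-m)_k(\frac12)_k(m+1)_k}{k!^3}.
\end{equation}
The sum on the axis is congruent to $h(X)$ modulo $p^2$ (Lemma~\ref{lem:trunc}), and $h(1-\xi^2)=P_m(\xi)^2$ exactly (Lemma~\ref{lem:ode}). Now $P_m(\xi)$ is the coefficient of $T^{p-1}dT$ in the invariant differential $dT/Z$ of the curve $Z^2=1-2\xi T^2+T^4$. For a curve of this form with complex multiplication by the integers of $\mathbb Q(\sqrt{-7})$ we shall see that $P_m(\xi)\equiv\pm\bar\pi\pmod{p^2}$ when $p=\pi\bar\pi$ splits, $\bar\pi$ being the factor that is a $p$-adic unit, and that $p\mid P_m(\xi)$ when $p$ is inert. Squaring gives $\bar\pi^2\equiv\pi^2+\bar\pi^2=4x^2-2p$ and $0$. This is the shape of the second congruence, so one guesses that $\Sigma_2$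 is the square of a Legendre polynomial in disguise.

The point $(X_*,Y_*)$ is not on the axis. It is the point $c=\frac54$ of the rational curve
\begin{equation}\label{eq:curve}
X=-\frac{c^2}{4(c+1)},\qquad Y=\frac{c-1}{c+1},
\end{equation}
and the two results that drive the proof hold along this whole curve.

\begin{theorem}\label{thm:family}
Let $p>3$, $c\in\mathbb Z_p$, $p\nmid c+1$, and let $X,Y$ be given by \eqref{eq:curve}. Then
\[
\sum_{n=0}^{p-1}\sum_{k+j=n}\bigl(4cn+(4-2c)k+c\bigr)a_{k,j}X^kY^j\equiv c\,p\left(\frac{-(c+1)}p\right)\pmod{p^2}.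
\]
\end{theorem}

The condition $p\nmid c+1$ makes $X$ and $Y$ $p$-integral. For $c=1$, where the curve meets the axis $Y=0$, the theorem reads $\sum_{k<p}(6k+1)\binom{2k}k^3(-512)^{-k}\equiv p\left(\frac{-2}p\right)$. For $c=\frac54$, after multiplication by $4$, it is a companion of Theorem~\ref{thm:main} with weight $20n+6k+5$ and right side $5p\left(\frac{-1}p\right)$.

For the second result we pass to a double cover of the curve. Let $f$ be a variable and
\begin{equation}\label{eq:fcover}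
t=2f^2,\quad c=\frac{1+t}{2f},\quad N=1+2f+2f^2,\quad N^-=1-2f+2f^2,\quad M=M(f)=-8fN .
\end{equation}
Then $N=2f(c+1)$ and $N^-=2f(c-1)$, so \eqref{eq:curve} becomes $X=(1+t)^2/M$, $Y=N^-/N$. Put $q=\frac{2^{p-1}-1}p$, $H_k=\sum_{i=1}^k\frac1i$, $O_k=\sum_{i=0}^{k-1}\frac1{2i+1}$, and
\begin{equation}\label{eq:h1def}
\ell_k=2O_k-H_k,\qquad h_1(z)=3\sum_{k=0}^m\ell_kd_kz^k,\qquad \hat h(z)=\tfrac14h_1(z)-q\,h(z).
\end{equation}
Finally, let $g(X,Y)$ be the polynomial of Lemma~\ref{lem:trunc}; its coefficients are congruent modulo $p^2$ to those of $\sum_{k+j<p}a_{k,j}X^kY^j$.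

\begin{theorem}\label{thm:curve}
Let $p>3$. In the ring $\mathcal A_f=(\mathbb Z/p^2)[f,f^{-1},N^{-1}]$, with $X=(1+t)^2/M$ and $Y=N^-/N$,
\[
g(X,Y)\equiv(-1)^mM^{-m}(h+pe_1),\qquad e_1=-\tfrac12(h\delta+\mu\hat h),
\]
\[
\delta=\frac{M(f^p)-M^p}{pM^p},\qquad\mu=\frac{f^pM'(f^p)}{M^p},
\]
where $h=h(-4f^4)=P_m(\sqrt{1+4f^4})^2$ and $\hat h=\hat h(-4f^4)$, and $\delta,\mu,\hat h$ are taken modulo $p$.
\end{theorem}

The correction $e_1$ has a simple meaning. Where $h$ is invertible, put $f^\sharp=f^p(1+p\hat h/h)$. Taylor's formula gives $M(f^\sharp)/M^p\equiv1+p\delta+p\mu\hat h/h$, so $h+pe_1\equiv h\cdot(M(f^\sharp)/M^p)^{-1/2}$; since $-m+\frac p2=\frac12$, the theorem says formally that $g\equiv\pm h\,(M(f)/M(f^\sharp))^{1/2}$. At a point with $f^\sharp\equiv f$ we get $g\equiv\pm h$. This is what happens over $c=\frac54$ when $p$ splits in $\mathbb Q(\sqrt{-7})$.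

\subsection{Two computations by hand}
The collapse of the double sum to a Legendre square is visible for $p=5$, modulo $5$. Here $m=2$ and $5\mid a_{k,j}$ for $k+j=3,4$, while $a_{1,0}=a_{0,1}=\frac18\equiv2$, $a_{2,0}=a_{0,2}=\frac{27}{512}\equiv1$, $a_{1,1}=\frac3{256}\equiv3$. So $g\equiv1+2X+2Y+X^2+3XY+Y^2$. With $u=1+t$ we have $N=u+2f$, $N^-=u-2f$, $M\equiv2fN$, and
\begin{align*}
M^2g&\equiv u^4+u^2\bigl[4fN+6fN^-\bigr]+4f^2\bigl[N^2+2NN^-+(N^-)^2\bigr]\\
&=u^4+10fu^3+12f^2u^2\equiv u^2(u^2+t)=1+5t+8t^2+5t^3+t^4 .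
\end{align*}
The odd powers of $t$ disappear modulo $5$. What remains is $1+3t^2+t^4\equiv(1+\frac32t^2)^2=P_2(\xi)^2$ with $\xi^2=1+t^2$, as Theorem~\ref{thm:curve} asserts.

For the link with $\mathbb Q(\sqrt{-7})$ take $p=11=2^2+7\cdot1^2$ and work modulo $11$. The value $f=5$ gives $c=\frac{51}{10}\equiv4\equiv\frac54$ and $1+4f^4\equiv4$, so $\xi=-2$. At $c=\frac54$ we have $N=\frac92f$ and $M=-36f^2$, whence $(-1)^5M^{-5}\equiv1$. Theorem~\ref{thm:curve} gives $\Sigma_2\equiv P_5(-2)^2$, and $P_5(-2)=\frac18(-2016+560-30)=-\frac{743}4\equiv4=2x$. So $\Sigma_2\equiv4x^2\pmod{11}$, in agreement with Theorem~\ref{thm:main}.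

\subsection{Plan of the proof}
At $(X_*,Y_*)$ there are three numbers to control: $g$, $X\partial_Xg$ and $Y\partial_Yg$. Theorem~\ref{thm:family} is one linear relation among them; it produces the term $63\left(\frac{-1}p\right)$. Theorem~\ref{thm:curve} is an identity along the curve, so it gives both $g$ and its tangential derivative; the latter produces the term $-1$. Sections~\ref{sec:pde} and~\ref{sec:W} derive the differential equations and Theorem~\ref{thm:family}, Sections~\ref{sec:leg} and~\ref{sec:thm3} lead to Theorem~\ref{thm:curve}, and Sections~\ref{sec:cm}--\ref{sec:inert} evaluate everything at $c=\frac54$ for $p>7$.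

\section{Truncation, conventions and the primes $5$ and $7$}\label{sec:prelim}

From $\frac1p\binom pi\equiv\frac{(-1)^{i-1}}i$ we get $2q=\sum_{i=1}^{p-1}\frac1p\binom pi\equiv\sum_{i<p}\frac{(-1)^{i-1}}i=H_{p-1}-H_m\equiv-H_m\pmod p$. Since $\binom{2m}m=\binom{p-1}m=(-1)^m\prod_{i\le m}(1-\frac pi)$, this gives
\begin{equation}\label{eq:basic}
4^m=1+pq,\qquad\tbinom{2m}m\equiv(-1)^m(1+2pq)\equiv(-1)^m16^m\pmod{p^2}.
\end{equation}

A truncated sum satisfies differential equations only up to boundary terms. We therefore replace $(\frac12)_k^2$ by $(-m)_k(m+1)_k$, which vanishes for $k>m$.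

\begin{lemma}\label{lem:trunc}
Put $\tau_{k,j}=\dfrac{(\frac12)_{k+j}}{(k+j)!^2}\dfrac{(-m)_k(m+1)_k(-m)_j(m+1)_j}{k!\,j!}$ for $0\le k,j\le m$ and $\tau_{k,j}=0$ otherwise, and let $g(X,Y)=\sum\tau_{k,j}X^kY^j$.
\begin{enumerate}
\item[(a)] All $\tau_{k,j}$ are $p$-integral, they vanish for $k+j\ge p$, and $\tau_{k,j}\equiv a_{k,j}\pmod{p^2}$ for $k,j\ge0$, $k+j<p$.
\item[(b)] $p\mid\tau_{k,j}$ if $k+j>m$.
\item[(c)] For all $k,j\ge0$, with $n=k+j$, modulo $p^2$,
\[
(k+1)(n+1)^2\tau_{k+1,j}\equiv(n+\tfrac12)(k+\tfrac12)^2\tau_{k,j},\qquad (j+1)(n+1)^2\tau_{k,j+1}\equiv(n+\tfrac12)(j+\tfrac12)^2\tau_{k,j}.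
\]
\end{enumerate}
\end{lemma}

\begin{proof}
For $k+j<p$ the factorials are units, and $k,j\le m$ forces $k+j<p$. The identity $(i-m)(i+m+1)=(i+\frac12)^2-\frac{p^2}4$ gives (a) for $k,j\le m$; if $k>m$ or $j>m$, then $a_{k,j}$ contains the factor $(m+\frac12)^2=\frac{p^2}4$. In (b), $(\frac12)_{k+j}$ contains the factor $\frac p2$. The first relation in (c) holds exactly with $(k-m)(k+m+1)$ in place of $(k+\frac12)^2$, also for $k=m$, where both sides vanish; the second follows from $\tau_{k,j}=\tau_{j,k}$.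
\end{proof}

With $\Theta=X\partial_X+Y\partial_Y$ we thus have $\Sigma_2\equiv g$ and $\Sigma_1\equiv182\,\Theta g+31g$ at $(X_*,Y_*)$. Note also that $\tau_{k,0}=d_k$.

\subsection*{Conventions}
Differential equations are taken in localized polynomial rings over $\mathbb Z/p^2$ or $\mathbb F_p$. For a unit $u$ of such a ring, $u^{1/2}$ is an adjoined square root; every derivation $D$ extends uniquely, by $D(u^{1/2})=\frac12\frac{Du}uu^{1/2}$. A logarithm $\log u$ is an adjoined indeterminate with $D\log u=Du/u$. A polynomial $F$ over $\mathbb Z/p^2$ with $F\not\equiv0\pmod p$ is not a zero divisor: $FG=0$ gives $G=pG'$, then $FG'\equiv0$ and $G'\equiv0\pmod p$. So inverting such polynomials loses no information.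

\subsection*{The primes $5$ and $7$}
The general argument needs $5$ and $\sqrt{-7}$ to be units, so we check these two primes directly.

Let $p=5$. Modulo $25$ we have $576\equiv1$ and $-\frac{25}{16}\equiv0$, so $S_n\equiv\binom{2n}n^3$, that is, $1,8,216,0,0$. Hence $\Sigma_2\equiv225\equiv0$, and $\left(\frac57\right)=-1$. The weights are $\equiv7n+6$, so $\Sigma_1\equiv6+104+4320=4430\equiv5$, and $\frac52\cdot62=155\equiv5$.

Let $p=7$. Modulo $49$ we have $\frac1{576}\equiv4$, and $r=-\frac{25}{16}$ satisfies $r\equiv26$, $r^2\equiv39$, $r^3\equiv34$. Then $S_0=1$, $S_1=2(4+4r)\equiv20$, $S_2=6(36+8r+36r^2)\equiv6\cdot31\equiv39$, and $S_3=20\bigl(400(1+r^3)+48(r+r^2)\bigr)\equiv20\cdot19\equiv37$. For $n\ge4$ we have $7\mid\binom{2n}n$, so the inner sum is needed modulo $7$ only, and the terms with $k\ge4$ or $n-k\ge4$ drop out. The inner sums are $400(r+r^3)+216r^2\equiv0$, $1440(r^2+r^3)\equiv1$, $8000r^3\equiv1$ modulo $7$, so $S_4\equiv0$,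 $S_5\equiv252\equiv7$, $S_6\equiv924\equiv42$. The terms of $\Sigma_1$ are $31$, $17\cdot4\cdot20\equiv37$, $3\cdot16\cdot39\equiv10$, $38\cdot15\cdot37\equiv20$, $0$, $3\cdot2\cdot7=42$ and $3\cdot1\cdot42\equiv28$ (in the last two, weight and $4^n$ are reduced modulo $7$). Their sum is $168\equiv21$, and $\frac72(-64)=-224\equiv21$.

\section{Differential equations modulo $p^2$}\label{sec:pde}

\subsection{Two partial differential equations}
Let $U,V$ be indeterminates, $\theta_1=U\partial_U$, $\theta_2=V\partial_V$, $E=\theta_1+\theta_2$, $\theta_-=\theta_1-\theta_2$, $\partial_-=\partial_U-\partial_V$, and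
\[
I=U^{-1/2}g(1/U,-V/U)=\sum(-1)^j\tau_{k,j}\,U^{-k-j-1/2}V^j .
\]
In these variables the recurrences of Lemma~\ref{lem:trunc}(c) combine into two second-order equations that change sign under $U\leftrightarrow V$. This symmetry is the reason for the substitution.

\begin{lemma}\label{lem:AB}
Modulo $p^2$ we have \emph{(A)} $(E+1)\partial_-I=(E+\frac12)\theta_-I$ and \emph{(B)} $\mathfrak BI=0$, where
\begin{multline*}
\mathfrak B=V(2\theta_1+4\theta_2+3)\partial_U-U(4\theta_1+2\theta_2+3)\partial_V\\-V(2\theta_1+1)(E+\tfrac12)+U(2\theta_2+1)(E+\tfrac12)-\theta_- .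
\end{multline*}
\end{lemma}

\begin{proof}
We compare coefficients of $(-1)^jU^{-n-1/2}V^j$, $j\ge0$, and put $k=n-j$. On this monomial $\theta_1=-(n+\frac12)$, $\theta_2=j$, $E=-(k+\frac12)$. The recurrences can be solved only after division by $n^2$ or $(n+1)^2$, so the indices where these are divisible by $p$ are treated apart; there Lemma~\ref{lem:trunc}(b) is used.

Equation (A) reads $(\frac12-k)\bigl[(\frac12-n)\tau_{k-1,j}+(j+1)\tau_{k-1,j+1}\bigr]=k(n+j+\frac12)\tau_{k,j}$, which is trivial for $k\le0$. Let $k\ge1$. If $p\nmid n$, multiply by $n^2$. By Lemma~\ref{lem:trunc}(c) the left side becomes $(k-\frac12)(n-\frac12)\tau_{k-1,j}\bigl[n^2-(j+\frac12)^2\bigr]$ and the right side becomes $(n+j+\frac12)(n-\frac12)(k-\frac12)^2\tau_{k-1,j}$; they agree because $n^2-(j+\frac12)^2=(k-\frac12)(n+j+\frac12)$. If $p\mid n$, then $n\ge p$ and the only nonzero $\tau$ that can occur is $\tau_{k-1,j}=\tau_{m,m}$. Then the left side is $-\frac p2(\frac12-n)\tau_{m,m}\equiv0$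 and the right side is $0$.

Equation (B) reads $B_1+\dots+B_5=0$ with
\begin{gather*}
B_1=(n-\tfrac12)(4j-2n-2)\tau_{k,j-1},\quad B_2=(j+1)(2j-4n-3)\tau_{k,j+1},\quad B_3=2n(k+1)\tau_{k+1,j-1},\\
B_4=-(2j+1)(k+1)\tau_{k+1,j},\quad B_5=(n+j+\tfrac12)\tau_{k,j},
\end{gather*}
which is trivial for $k<0$. Let $k\ge0$. We claim $B_1+B_3\equiv2nj\,\tau_{k,j}$. For $j=0$ both sides vanish. For $j\ge1$ and $p\nmid n$ put $\tau'=(n-\frac12)\tau_{k,j-1}/n^2$; then $(k+1)\tau_{k+1,j-1}\equiv(k+\frac12)^2\tau'$ and $j\tau_{k,j}\equiv(j-\frac12)^2\tau'$, and the claim is the identity $n(2j-n-1)+(n-j+\frac12)^2=(j-\frac12)^2$. For $j\ge1$ and $p\mid n$ only $\tau_{k,j-1}=\tau_{m,m}$ can be nonzero, and then $4j-2n-2=0$.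

Next we claim $B_2+B_4\equiv-2(n+\frac12)(j+\frac12)\tau_{k,j}$. If $p\nmid n+1$, then
\[
B_2+B_4\equiv\frac{(n+\frac12)(j+\frac12)}{(n+1)^2}\,\tau_{k,j}\bigl[(2j-4n-3)(j+\tfrac12)-2(k+\tfrac12)^2\bigr],
\]
and with $j'=j+\frac12$, $k'=k+\frac12$ the bracket is $-(2j'+4k')j'-2k'^2=-2(n+1)^2$. If $p\mid n+1$, then $B_2=B_4=0$, and the right side of the claim is nonzero only for $k=j=m$, where $j+\frac12=\frac p2$ and $p\mid\tau_{m,m}$. The total is $\tau_{k,j}\bigl[2nj-2(n+\frac12)(j+\frac12)+n+j+\frac12\bigr]=0$.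
\end{proof}

\subsection{Symmetric coordinates}
Let $\sigma=U+V$, $\beta=-UV$, $\Delta=U-V$, $\mathcal A=(\mathbb Z/p^2)[U^{\pm1},V,\Delta^{-1}]$, and define $\partial_\sigma=\Delta^{-1}\theta_-$, $\partial_\beta=\Delta^{-1}\partial_-$. Then $\partial_\sigma\sigma=\partial_\beta\beta=1$, $\partial_\sigma\beta=\partial_\beta\sigma=0$, $\partial_U=\partial_\sigma-V\partial_\beta$ and $\partial_V=\partial_\sigma-U\partial_\beta$. So every derivation of $\mathcal A$ is a combination of $\partial_\sigma,\partial_\beta$, a derivation that kills $\sigma$ and $\beta$ is zero, and $\partial_\sigma,\partial_\beta$ commute. Moreover $E=\sigma\partial_\sigma+2\beta\partial_\beta$ and $E\Delta=\Delta(E+1)$ as operators, so (A) becomes $(E+\frac32)\partial_\sigma I=(E+2)\partial_\beta I$. For (B) put $C_1=\beta-\sigma+\sigma^2+\frac12\sigma\beta$, $C_2=-2\beta+\beta^2+\frac32\sigma\beta$ and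
\[
\mathfrak D=C_1\partial_\sigma\partial_\beta+C_2\partial_\beta^2+(\tfrac12+\tfrac\sigma4)\partial_\sigma+\bigl(-2+\tfrac74(\sigma+\beta)\bigr)\partial_\beta+\tfrac18 .
\]

\begin{lemma}\label{lem:D}
$\Delta\,\mathfrak D=(E+\frac12)\theta_--(E+1)\partial_-+\frac14\mathfrak B$. Hence $\mathfrak DI=0$ modulo $p^2$.
\end{lemma}

\begin{proof}
Expanding with $\theta_1^2=U^2\partial_U^2+U\partial_U$ and its analogue for $V$, we find
\begin{align*}
(E+\tfrac12)\theta_-&=U^2\partial_U^2-V^2\partial_V^2+\tfrac32(U\partial_U-V\partial_V),\\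
(E+1)\partial_-&=U\partial_U^2-V\partial_V^2-\Delta\partial_U\partial_V+\partial_U-\partial_V,\\
\mathfrak B&=2UV(1-U)\partial_U^2-2UV(1-V)\partial_V^2+\Delta(2UV-4\sigma)\partial_U\partial_V\\
&\quad+(3V-4UV+U^2-U)\partial_U-(3U-4UV+V^2-V)\partial_V+\tfrac\Delta2 .
\end{align*}
So the right side of the lemma is $U\mathsf a_1\partial_U^2-V\mathsf a_2\partial_V^2+\Delta\mathsf a_0\partial_U\partial_V+\mathsf b_1\partial_U-\mathsf b_2\partial_V+\frac\Delta8$, where $\mathsf a_0=1-U-V+\frac{UV}2$, $\mathsf a_1=-1+U+\frac V2-\frac{UV}2$, $\mathsf b_1=-1+\frac54U+\frac34V+\frac{U^2}4-UV$, and $\mathsf a_2,\mathsf b_2$ arise from $\mathsf a_1,\mathsf b_1$ by $U\leftrightarrow V$.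

On the left, $\theta_-\Delta=\sigma$ and $\partial_-\Delta=2$ give $\partial_\sigma\partial_\beta=\Delta^{-2}\theta_-\partial_--\sigma\Delta^{-3}\partial_-$ and $\partial_\beta^2=\Delta^{-2}\partial_-^2-2\Delta^{-3}\partial_-$, with $\theta_-\partial_-=U\partial_U^2-\sigma\partial_U\partial_V+V\partial_V^2$. The second-order part of $\Delta\mathfrak D$ is therefore $\Delta^{-1}\bigl[(C_1U+C_2)\partial_U^2-(C_1\sigma+2C_2)\partial_U\partial_V+(C_1V+C_2)\partial_V^2\bigr]$. Here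
\[
C_1U+C_2=-U^2+UV+U^3-\tfrac12U^2V-\tfrac12UV^2-\tfrac12U^3V+\tfrac12U^2V^2=\Delta\,U\mathsf a_1 ,
\]
and exchanging $U,V$ gives $C_1V+C_2=-\Delta V\mathsf a_2$. Adding, $C_1\sigma+2C_2=\Delta(U\mathsf a_1-V\mathsf a_2)=-\Delta^2\mathsf a_0$. So the second-order parts agree. The first-order part is $\mathsf a_0\partial_-+(\frac12+\frac\sigma4)\theta_-+(-2+\frac74(\sigma+\beta))\partial_-$. Its $\partial_U$-coefficient is $\mathsf a_0+\frac U2+\frac{U^2}4+\frac{UV}4-2+\frac74(U+V-UV)=\mathsf b_1$, and since it changes sign under $U\leftrightarrow V$, its $\partial_V$-coefficient is $-\mathsf b_2$.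
\end{proof}

Rescale: $v=-\sigma/8$, $b=\beta/16$, so $\partial_\sigma=-\frac18\partial_v$, $\partial_\beta=\frac1{16}\partial_b$. Multiplying (A) and $\mathfrak D$ by $-8$, we obtain
\begin{gather}
vI_{vv}+(2b+\tfrac v2)I_{vb}+bI_{bb}+\tfrac32I_v+I_b=0,\label{eq:Astar}\\
(b+\tfrac v2+4v^2-4vb)I_{vb}+(b-8b^2+6vb)I_{bb}+(\tfrac12-2v)I_v+(1-14b+7v)I_b-I=0.\label{eq:Dstar}
\end{gather}

\subsection{Restriction to the curve}
Let $\nu=b-v+v^2$. From $\Delta^2=\sigma^2+4\beta=64(v^2+b)$ we get $\nu=\frac{\Delta^2}{64}-v$. Since $U=-4v+\frac\Delta2$ and $V=-4v-\frac\Delta2$, we have $\mathcal A=(\mathbb Z/p^2)[v,\Delta^{\pm1},U^{-1}]$, and setting $\nu=0$ eliminates $v$. With $c=-8/\Delta$ this gives $\mathcal A/(\nu)=\mathcal A_c:=(\mathbb Z/p^2)[c^{\pm1},(1+c)^{-1}]$, in which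
\[
v=c^{-2},\quad b=v-v^2,\quad U=-\frac{4(1+c)}{c^2},\quad V=\frac{4(c-1)}{c^2}.
\]
So $X=1/U$ and $Y=-V/U$ are given by \eqref{eq:curve}: the curve is the parabola $\nu=0$.

A partial differential equation does not restrict to a curve, because it contains derivatives transverse to it; these have to be eliminated. Let $\partial_\nu=\partial_b$ and let a prime denote $\partial=\partial_v-(2v-1)\partial_b$. These commute, $\partial v=1$ and $\partial\nu=0$. So $\partial$ preserves the ideal $(\nu)$ and induces $\frac d{dv}=-\frac{c^3}2\frac d{dc}$ on $\mathcal A_c$. Substituting $I_v=I'+(2v-1)I_\nu$, $I_{vb}=I'_\nu+(2v-1)I_{\nu\nu}$, $I_{vv}=I''+2(2v-1)I'_\nu+(2v-1)^2I_{\nu\nu}+2I_\nu$ and $b=\nu+v-v^2$ into \eqref{eq:Astar} and \eqref{eq:Dstar}, we get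
\begin{gather}
vI''+\bigl[\tfrac12v(4v+1)+2\nu\bigr]I'_\nu+(4v-1)(\tfrac v2+\nu)I_{\nu\nu}+\tfrac32I'+(5v-\tfrac12)I_\nu=0,\label{eq:A2}\\
G_1I'_\nu+G_2I_{\nu\nu}+(\tfrac12-2v)I'+G_3I_\nu-I=0,\label{eq:D2}
\end{gather}
with $G_1=v(4v^2-v+\frac32)+(1-4v)\nu$, $G_2=\frac12v(4v-1)(2v+1)+(8v^2-4v)\nu-8\nu^2$ and $G_3=\frac12-4v+10v^2-14\nu$. Let $J_0,J_1,J_2$ be the restrictions of $I,I_\nu,I_{\nu\nu}$ to the curve; thus $J_0=X^{1/2}g$. Two facts are special to this curve: the first relation between $J_0$ and $J_1$ is an exact derivative, and the second contains $J_1$ only through derivatives that the first determines.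

\begin{proposition}\label{prop:ode}
Modulo $p^2$, along the curve,
\begin{gather}
W'=0,\qquad W:=v(1-4v)J_1-v(2v+1)J_0'-vJ_0,\label{eq:W}\\
2v^2(1-v)(1-2v)J_0'''+3v(2-9v+8v^2)J_0''+(2-20v+27v^2)J_0'-(1-3v)J_0=0.\label{eq:third}
\end{gather}
\end{proposition}

\begin{proof}
At $\nu=0$ the coefficient of $I_{\nu\nu}$ in \eqref{eq:D2} is $2v+1$ times that in \eqref{eq:A2}. So \eqref{eq:D2} minus $2v+1$ times \eqref{eq:A2} gives
\[
v(1-4v)J_1'+(1-8v)J_1-v(2v+1)J_0''-(1+5v)J_0'-J_0=0,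
\]
and the left side is $W'$. Now apply $\partial_\nu$ to both equations, form the same combination and set $\nu=0$. The terms $I_{\nu\nu\nu}$ cancel. The coefficient of $J_2$ is $(8v^2-4v)+(1-8v)-(2v+1)(4v-1)=2-14v$, that of $J_1'$ is $(1-4v)+(\frac12-2v)-\frac72(2v+1)=-2-13v$, and we obtain
\[
v(1-4v)J_2'+(2-14v)J_2-v(2v+1)J_1''-(2+13v)J_1'-15J_1=0 .
\]
By \eqref{eq:A2}, $\mathcal Z:=v(1-4v)J_2=2vJ_0''+3J_0'+v(4v+1)J_1'+(10v-1)J_1$. As $v(1-4v)J_2'=\mathcal Z'-(1-8v)J_2$, multiplication by $v(1-4v)$ gives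
\[
v(1-4v)\bigl[2vJ_0'''+5J_0''+2v^2J_1''+(5v-2)J_1'-5J_1\bigr]+(1-6v)\mathcal Z=0,
\]
that is,
\begin{multline*}
2v^2(1-4v)J_0'''+(7v-32v^2)J_0''+(3-18v)J_0'\\+2v^3(1-4v)J_1''+v(11v-1-44v^2)J_1'+(11v-1-40v^2)J_1=0 .
\end{multline*}
Put $\mathcal U=v(1-4v)J_1$. Then $\mathcal U'=v(1-4v)J_1'+(1-8v)J_1$ and $\mathcal U''=v(1-4v)J_1''+2(1-8v)J_1'-8J_1$. Since $4v^2(1-8v)-v(1-3v)(1-4v)=v(11v-1-44v^2)$ and $-16v^2-(1-3v)(1-8v)=11v-1-40v^2$, the terms in $J_1$ equal $2v^2\mathcal U''-(1-3v)\mathcal U'$; no term in $\mathcal U$ itself is left. By \eqref{eq:W}, $\mathcal U'=(2v^2+v)J_0''+(5v+1)J_0'+J_0$ and $\mathcal U''=(2v^2+v)J_0'''+(9v+2)J_0''+6J_0'$. Substituting and collecting terms gives \eqref{eq:third}.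
\end{proof}

\subsection{Normal form}
On the cover \eqref{eq:fcover} equation \eqref{eq:third} becomes hypergeometric. Let
\[
\vartheta=t\frac d{dt}=\frac f2\frac d{df},\qquad\mathcal L=\vartheta^3+t^2(\vartheta+1)^3=(1+t^2)\vartheta^3+3t^2\vartheta^2+3t^2\vartheta+t^2 .
\]

\begin{proposition}\label{prop:L}
Along the curve, $J_0=(1+t)\Phi$ with $\Phi=M^{-1/2}g$, and $\mathcal L\Phi\equiv0\pmod{p^2}$.
\end{proposition}

\begin{proof}
The first claim is $X=(1+t)^2/M$. Let $\theta_v=v\frac d{dv}$. Using $v^2\frac{d^2}{dv^2}=\theta_v^2-\theta_v$ and $v^3\frac{d^3}{dv^3}=\theta_v^3-3\theta_v^2+2\theta_v$, we write $v$ times \eqref{eq:third} as $\mathcal L_vJ_0=0$ with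
\[
\mathcal L_v=2(1-v)(1-2v)\theta_v^3+(12v^2-9v)\theta_v^2+(11v^2-5v)\theta_v+3v^2-v .
\]
Invert $1+t=2fc$ and put $r_0=\frac1{1+t}$, $r_1=\frac t{1+t}$, $\rho=r_0-r_1$. From $v=c^{-2}=2t/(1+t)^2$ we get $r_0+r_1=1$, $r_0r_1=\frac v2$, $r_0^2+r_1^2=1-v$, $\rho^2=1-2v$, $\vartheta r_1=\frac v2=-\vartheta r_0$ and $\vartheta\rho=-v$. Also $\vartheta c=(r_1-\frac12)c=-\frac\rho2c$ and $\theta_vc=-\frac12c$, so $\vartheta=\rho\,\theta_v$ on $\mathcal A_c$ and $\vartheta v=\rho v$. Since $(1+t)\vartheta(1+t)^{-1}=\vartheta-r_1$,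
\[
(1+t)^{-1}\mathcal L\,(1+t)^{-1}=r_0^2(\vartheta-r_1)^3+r_1^2(\vartheta+r_0)^3 .
\]
For a function $s$, $(\vartheta+s)^3=\vartheta^3+3s\vartheta^2+3(s^2+\vartheta s)\vartheta+(s^3+3s\,\vartheta s+\vartheta^2s)$. Both $s=-r_1$ and $s=r_0$ have $\vartheta s=-\frac v2$ and $\vartheta^2s=-\frac12\rho v$. So the coefficient of $\vartheta^2$ is $-3r_0r_1\rho=-\frac32v\rho$, that of $\vartheta$ is $6r_0^2r_1^2-\frac32v(1-v)=3v^2-\frac32v$, and the constant term is $\frac14v^2\rho+\frac34v^2\rho-\frac12v(1-v)\rho=\frac12(3v^2-v)\rho$. On $\mathcal A_c[X^{1/2}]$ we have $\vartheta^2=(1-2v)\theta_v^2-v\theta_v$ and $\vartheta^3=\rho\bigl[(1-2v)\theta_v^3-3v\theta_v^2-v\theta_v\bigr]$. The total is $\rho$ times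
\[
(1-v)(1-2v)\theta_v^3+\bigl[-3v(1-v)-\tfrac32v(1-2v)\bigr]\theta_v^2+\bigl[-v(1-v)+\tfrac32v^2+3v^2-\tfrac32v\bigr]\theta_v+\tfrac12(3v^2-v),
\]
which is $\frac12\mathcal L_v$. Hence $\mathcal L\Phi=\frac\rho2(1+t)\mathcal L_vJ_0=0$.
\end{proof}

\section{The first integral: Theorem~\ref{thm:family} and the reduction of $\Sigma_1$}\label{sec:W}

We first write $W$ as a weighted sum. We have $\theta_1=U\partial_\sigma+\beta\partial_\beta$ and $\theta_2=V\partial_\sigma+\beta\partial_\beta$, with $\partial_\sigma=-\frac18(\partial+(2v-1)\partial_\nu)$ and $\beta\partial_\beta=b\,\partial_\nu$. On the curve $-\frac U8=(1+c)\frac v2$, $-\frac V8=(1-c)\frac v2$, $2v-1=\frac{2-c^2}{c^2}$ and $b=\frac v2\cdot\frac{2(c^2-1)}{c^2}$, so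
\begin{equation}\label{eq:theta12}
\theta_1I=(1+c)\frac v2\Bigl[J_0'+\frac{2-c}cJ_1\Bigr],\qquad\theta_2I=(1-c)\frac v2\Bigl[J_0'-\frac{2+c}cJ_1\Bigr].
\end{equation}
In $(c+2)\theta_1I+(2-c)\theta_2I$ the coefficient of $J_0'$ is $\frac v2(2c^2+4)=1+2v$ and that of $J_1$ is $v(4-c^2)=4v-1$. Hence $W=-c^{-2}\bigl[(c+2)\theta_1I+(2-c)\theta_2I+I\bigr]$. As $\theta_1,\theta_2$ multiply the $(k,j)$ term of $I$ by $-(k+j+\frac12)$ and $j$,
\begin{equation}\label{eq:wdef}
w:=cX^{-1/2}W=\frac1c\sum\tau_{k,j}X^kY^j\bigl[(c+2)k+2cj+\tfrac c2\bigr].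
\end{equation}

\begin{proposition}\label{prop:w}
The element $w$ is a Laurent polynomial in $s=1+c$, and $w\equiv\frac p2(-1)^ms^{-m}\pmod{p^2}$.
\end{proposition}

The equation $W'=0$ will leave a single unknown coefficient, which we read off at $c=0$ from the following terminating sum.

\begin{lemma}\label{lem:sum}
For integers $r\ge0$, as rational functions of $a,b$,
\[
\sum_{j=0}^{r}\frac{a+2j}a\,\frac{(a)_j(b)_j(-r)_j(-1)^j}{j!\,(1+a-b)_j(1+a+r)_j}=\frac{(1+a)_r}{(1+a-b)_r}.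
\]
\end{lemma}

\begin{proof}
Let $F(r,j)$ be the summand divided by the right side, and put $u_j=\frac{(a)_j(b)_j(-r-1)_j(-1)^j}{j!(1+a-b)_j(2+a+r)_j}$ and $C=\frac{(1+a-b)_r}{a(r+1)(1+a)_{r+1}}$. Then $F(r,j)=C(r+1-j)(1+a+r+j)(a+2j)u_j$ and $F(r+1,j)=C(r+1)(1+a-b+r)(a+2j)u_j$, so
\[
F(r+1,j)-F(r,j)=C(a+2j)\bigl(j(a+j)-b(r+1)\bigr)u_j .
\]
Let $G_j=-j(a-b+j)(1+a+r+j)u_j$. The ratio $u_{j+1}/u_j$ gives $G_{j+1}=(a+j)(b+j)(j-r-1)u_j$. The expression $(a+j)(b+j)(j-r')+j(a-b+j)(a+r'+j)$, with $r'=r+1$, is linear in $b$ and in $r'$; its coefficients of $1,b,r',br'$ are $j(a+j)(a+2j)$, $0$, $0$, $-(a+2j)$. Thus $F(r+1,j)-F(r,j)=C(G_{j+1}-G_j)$. As $G_0=G_{r+2}=0$, the sum $\sum_jF(r,j)$ does not depend on $r$, and it is $1$ for $r=0$.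
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:w}]
We have $X^kY^j=(-\frac14)^kc^{2k}(c-1)^js^{-k-j}$, and for $k=0$ the bracket in \eqref{eq:wdef} is divisible by $c$. So the $(k,j)$ term of $w$ is $s^{-k-j}$ times a polynomial in $s$ of degree at most $2k+j$, and $w=\sum_{i=-2m}^mw_is^i$. The logarithmic derivative of $X^{1/2}/c$ in $s$ is $-\frac1{2s}$, so $W'=0$ says $(2i-1)w_i\equiv0\pmod{p^2}$. The odd numbers $2i-1$ lie between $-2p+1$ and $p-2$, and the only multiple of $p$ among them is $-p$. Hence $w\equiv w_{-m}s^{-m}$. At $c=0$ only $k=0$ contributes, and $(1+\frac p2)_j(1-\frac p2)_j=\prod_{i\le j}(i^2-\frac{p^2}4)\equiv j!^2$, so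
\[
w_{-m}\equiv\frac12\sum_{j\le m}(4j+1)(-1)^j\frac{(\frac12)_j(-m)_j(m+1)_j}{j!^3}\equiv\frac12\sum_{j\le m}(4j+1)(-1)^j\frac{(\frac12)_j(m+1)_j(-m)_j}{j!\,(1-\frac p2)_j(1+\frac p2)_j}.
\]
Lemma~\ref{lem:sum} with $a=\frac12$, $b=m+1$, $r=m$ (so $1+a-b=1-\frac p2$ and $1+a+r=1+\frac p2$) evaluates the last sum as $\frac{(3/2)_m}{(1-p/2)_m}=\frac{3\cdot5\cdots p}{(-1)^m(p-2)(p-4)\cdots1}=(-1)^mp$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Multiply the congruence of Proposition~\ref{prop:w} by $2c$ and substitute the given $c\in\mathbb Z_p$; only $s=1+c$ has to be a unit. The weight is $2(c+2)k+4cj+c=4cn+(4-2c)k+c$, Euler's criterion gives $(-1)^ms^{-m}\equiv\left(\frac{-(c+1)}p\right)\pmod p$, and Lemma~\ref{lem:trunc}(a) replaces $\tau_{k,j}$ by $a_{k,j}$.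
\end{proof}

The relation \eqref{eq:W} also expresses the transverse derivative $J_1$ through $W$ and tangential data. This reduces $\Sigma_1$ to a quantity that lives on the curve.

\begin{proposition}\label{prop:red}
Let $p>5$ and $\Lambda=X^{-1/2}\bigl(J_0+\frac{42}{25}J_0'\bigr)$ at $c=\frac54$. Then $\Sigma_1\equiv-\frac{48}5\Lambda+\frac{63}2\left(\frac{-1}p\right)p\pmod{p^2}$. So the first congruence of Theorem~\ref{thm:main} is equivalent to $\Lambda\equiv\frac5{96}p\pmod{p^2}$.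
\end{proposition}

\begin{proof}
Since $\theta_1$ acts by $-(k+j+\frac12)$, we have $\Theta g=-X^{-1/2}\theta_1I-\frac12g$, so $\Sigma_1\equiv-182X^{-1/2}\theta_1I-60g$. At $c=\frac54$, a unit for $p>5$, we have $v=\frac{16}{25}$; \eqref{eq:theta12} gives $\theta_1I=\frac{18}{25}(J_0'+\frac35J_1)$, and \eqref{eq:W} gives $-\frac{39}{25}J_1=\frac{25}{16}W+\frac{57}{25}J_0'+J_0$. Hence $39\,\theta_1I=\frac{432}{125}J_0'-\frac{54}5J_0-\frac{135}8W$. No division by $13$ is needed, because $182=\frac{14}3\cdot39$. With $X^{-1/2}W=\frac45w$ we obtain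
\[
\Sigma_1\equiv X^{-1/2}\bigl[(\tfrac{252}5-60)J_0-\tfrac{2016}{125}J_0'\bigr]+63w=-\tfrac{48}5\Lambda+63w ,
\]
and $w\equiv\frac p2(-1)^m(\frac94)^{-m}\equiv\frac p2\left(\frac{-1}p\right)$.
\end{proof}

\section{Legendre polynomials modulo $p^2$}\label{sec:leg}

We use the following textbook facts. The $P_n$ are defined by $(1-2\xi s+s^2)^{-1/2}=\sum P_n(\xi)s^n$; they lie in $\mathbb Z[\frac12][\xi]$, have the parity of $n$ and leading coefficient $\binom{2n}n2^{-n}$, and satisfy $P_n(1-2\lambda)=\sum_k\frac{(-n)_k(n+1)_k}{k!^2}\lambda^k$, the relation $(\xi^2-1)P_n'=n(\xi P_n-P_{n-1})$, and Legendre's equation $(1-\xi^2)u_{\xi\xi}-2\xi u_\xi+\epsilon u=0$ with $\epsilon=n(n+1)$. For $n=m$ we have $\epsilon\equiv-\frac14\pmod{p^2}$.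

Let $\lambda$ be a variable and $\xi=1-2\lambda$, $z=4\lambda(1-\lambda)=1-\xi^2$. We link these to Section~\ref{sec:pde} by $z=-t^2=-4f^4$, that is, $\xi^2=1+t^2$. With $\theta=\lambda\frac d{d\lambda}$ and $\theta_z=z\frac d{dz}$,
\begin{equation}\label{eq:vartheta}
\vartheta=2\theta_z=\frac{t^2}\xi\frac d{d\xi}=\frac{2(1-\lambda)}\xi\,\theta .
\end{equation}
Put $b_k=\frac{(-m)_k(m+1)_k}{k!^2}\equiv\frac{(1/2)_k^2}{k!^2}\pmod{p^2}$ for $k\le m$, so that $d_k=b_k(\frac12)_k/k!$, and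
\[
\varphi=P_m(\xi)=\sum_{k\le m}b_k\lambda^k,\qquad\varphi_1=2\sum_{k\le m}\ell_kb_k\lambda^k,\qquad\varphi_1^*(\lambda)=(-1)^m\varphi_1(1-\lambda).
\]
We have $\varphi(0)=1$ and $\varphi(1-\lambda)=(-1)^m\varphi(\lambda)$. The numbers $\ell_k$ are $p$-integral for $k\le m$, with $\ell_0=0$ and $\ell_k-\ell_{k-1}=\frac1{k-1/2}-\frac1k$; the polynomials $\varphi_1$ and $h_1$ are the non-logarithmic parts of logarithmic solutions. Legendre's operator for $\epsilon=-\frac14$ is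
\[
\mathcal E=\theta^2-\lambda(\theta+\tfrac12)^2=\lambda\bigl[\lambda(1-\lambda)\partial_\lambda^2+(1-2\lambda)\partial_\lambda-\tfrac14\bigr].
\]

\begin{lemma}\label{lem:ode}
\begin{enumerate}
\item[(a)] $\mathcal E\varphi\equiv0\pmod{p^2}$, and modulo $p$ the operator $\mathcal E$ kills $\varphi\log\lambda+\varphi_1$ and $\varphi\log(1-\lambda)+\varphi_1^*$.
\item[(b)] If $\mathcal Eu_1=\mathcal Eu_2=0$, then $\mathcal L(u_1u_2)=0$.
\item[(c)] $\varphi^2=h(z)$ exactly, and $\mathcal Lh\equiv0\pmod{p^2}$.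
\item[(d)] Modulo $p$, $\mathcal L$ kills $h\log z+h_1$ and $h\log f+\hat h$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $k^2b_k\equiv(k-\frac12)^2b_{k-1}$ for $1\le k\le m$, and the coefficient of $\lambda^{m+1}$ in $\mathcal E\varphi$ is $-\frac{p^2}4b_m$. The second claim says $\mathcal E\varphi_1\equiv-2\theta\varphi+\lambda(2\theta+1)\varphi$. For $1\le k\le m$ the coefficients of $\lambda^k$ are $2k^2b_k(\ell_k-\ell_{k-1})$ and $-2kb_k+\frac{2k^2b_k}{k-1/2}$, which agree; for $k=m+1$ both contain the factor $m+\frac12=\frac p2$. The bracket in $\mathcal E$ is invariant under $\lambda\mapsto1-\lambda$, which gives the third claim.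

(b), (c) Let $r=\frac{t^2}{1+t^2}$, so $\vartheta r=2r-2r^2$. From $\vartheta u=\frac{t^2}\xi u_\xi$ and $\vartheta(t^2/\xi)=\frac{2t^2}\xi-\frac{t^4}{\xi^3}$ we get $\vartheta^2u+r\vartheta u=r(t^2u_{\xi\xi}+2\xi u_\xi)$, so Legendre's equation is $\vartheta^2u+r\vartheta u-\epsilon ru=0$. In general, let $u_1,u_2$ satisfy $u''+\mathsf au'+\mathsf bu=0$ for a derivation $'$, and put $A=u_1u_2$, $A^\circ=u_1'u_2'$. Then $2A^\circ=A''+\mathsf aA'+2\mathsf bA$ and $(A^\circ)'=-2\mathsf aA^\circ-\mathsf bA'$, whence $A'''+3\mathsf aA''+(2\mathsf a^2+\mathsf a'+4\mathsf b)A'+(4\mathsf a\mathsf b+2\mathsf b')A=0$. With $\mathsf a=r$, $\mathsf b=-\epsilon r$, and after multiplication by $1+t^2$, the product is killed by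
\[
(1+t^2)\vartheta^3+3t^2\vartheta^2+(2-4\epsilon)t^2\vartheta-4\epsilon t^2=8\bigl[\theta_z^3-z(\theta_z+\tfrac12)(\theta_z^2+\theta_z-\epsilon)\bigr].
\]
For $\epsilon=-\frac14$ this is $\mathcal L=8[\theta_z^3-z(\theta_z+\frac12)^3]$, which proves (b). For $\epsilon=m(m+1)$ the last factor is $(\theta_z-m)(\theta_z+m+1)$. Now $P_m(\xi)^2$ is a polynomial in $\xi^2=1-z$ with value $1$ at $z=0$, so its coefficients obey $k^3d_k=(k-\frac12)(k-1-m)(k+m)d_{k-1}$ with $d_0=1$, which is \eqref{eq:hdef}. The two operators agree modulo $p^2$.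

(d) We have $\theta_z^3(h\log z)=\log z\cdot\theta_z^3h+3\theta_z^2h$, and the same holds with $\theta_z+\frac12$ in place of $\theta_z$. Using $(k-\frac12)^3d_{k-1}\equiv k^3d_k$, the required identity for the coefficient of $z^k$, $1\le k\le m$, is $3k^3d_k(\ell_k-\ell_{k-1})+3k^2d_k-\frac{3k^3d_k}{k-1/2}=0$, which holds; for $k=m+1$ every term contains $m+\frac12$. Finally $\vartheta\log z=2=4\,\vartheta\log f$, so $\mathcal L$ kills $h\log f+\frac14h_1$, and it kills $qh$.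
\end{proof}

The logarithmic companions enter modulo $p^2$ because reversing the coefficients of $\varphi$ or $h$ is a symmetry modulo $p$ whose failure modulo $p^2$ they measure.

\begin{lemma}\label{lem:rev}
Modulo $p^2$,
\begin{align}
\lambda^m\varphi(1/\lambda)&\equiv16^m\bigl(\varphi-\tfrac p2\varphi_1\bigr),\label{eq:L1}\\
z^mh(1/z)&\equiv(-1)^m64^m\bigl(h-\tfrac p2h_1\bigr).\label{eq:H1}
\end{align}
Consequently, modulo $p$: $\varphi_1^*(0)=(-1)^m\varphi_1(1)\equiv4q$; $h_1(1)\equiv6q\,h(1)$; and if $m$ is odd, then $h(1)=0$ and $h_1'(1)\equiv6q\,h'(1)$.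
\end{lemma}

\begin{proof}
For $k\le m$ we have, modulo $p^2$,
\begin{gather*}
\frac{(2m)!}{(2m-k)!}=\prod_{i=1}^k(p-i)\equiv(-1)^kk!(1-pH_k),\qquad\frac{(\frac12)_m}{(\frac12)_{m-k}}=\prod_{i=1}^k(\tfrac p2-i)\equiv(-1)^kk!(1-\tfrac p2H_k),\\
\frac{m!}{(m-k)!}=\prod_{i=0}^{k-1}\bigl(\tfrac p2-i-\tfrac12\bigr)\equiv(-1)^k(\tfrac12)_k(1-pO_k).
\end{gather*}
Since $b_k=(-1)^k\frac{(m+k)!}{(m-k)!\,k!^2}$, we get $b_{m-k}/b_m\equiv b_k(1+pH_k-2pO_k)=b_k(1-p\ell_k)$, and then $d_{m-k}/d_m\equiv d_k(1-p\ell_k)(1-pO_k)(1+\frac p2H_k)\equiv d_k(1-\frac32p\ell_k)$. By \eqref{eq:basic}, $b_m=(-1)^m\binom{2m}m\equiv16^m$ and $d_m=(-1)^m\binom{2m}m^24^{-m}\equiv(-1)^m64^m$. This proves \eqref{eq:L1} and \eqref{eq:H1}.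

At $\lambda=1$, \eqref{eq:L1} reads $(-1)^m\equiv(1+2pq)((-1)^m-\frac p2\varphi_1(1))$, which is the first consequence. At $z=1$ and for even $m$, \eqref{eq:H1} reads $h(1)\equiv(1+3pq)(h(1)-\frac p2h_1(1))$. For odd $m$ we have $h(1)=P_m(0)^2=0$, so \eqref{eq:H1} gives $h_1(1)\equiv0$; the derivative of $z^mh(1/z)$ at $1$ is $-h'(1)$, so differentiating \eqref{eq:H1} gives $h'(1)\equiv(1+3pq)(h'(1)-\frac p2h_1'(1))$.
\end{proof}

In characteristic $p$ the constants of differentiation are the functions of $\lambda^p$. The next identities are the connection formula and the Wronskian relation in this setting.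

\begin{lemma}\label{lem:conn}
Let $\Upsilon=\frac1p\bigl((1-\lambda)^p+\lambda^p-1\bigr)\in\mathbb Z[\lambda]$. Modulo $p$,
\begin{gather}
(1-\lambda^p)\varphi_1^*+\lambda^p\varphi_1+(\Upsilon-4q)\varphi\equiv0,\label{eq:L3}\\
\varphi^2+\varphi\,\theta\varphi_1-\varphi_1\theta\varphi\equiv(1-\lambda)^{p-1}.\label{eq:L4}
\end{gather}
\end{lemma}

\begin{proof}
Let $\mathsf S=(1-\lambda^p)\log(1-\lambda)+\lambda^p\log\lambda$. Modulo $p$, $\partial_\lambda\mathsf S=-(1-\lambda)^{p-1}+\lambda^{p-1}=\partial_\lambda\Upsilon$, so $\mathsf S-\Upsilon$ is a constant. Hence $\mathcal E$ kills $(1-\lambda^p)(\varphi\log(1-\lambda)+\varphi_1^*)+\lambda^p(\varphi\log\lambda+\varphi_1)-(\mathsf S-\Upsilon+4q)\varphi$, which is the left side $\Xi=\sum x_i\lambda^i$ of \eqref{eq:L3}, of degree at most $p+m$. The recursion $i^2x_i=(i-\frac12)^2x_{i-1}$ leaves only $x_0$ and $x_p$ free, so $\Xi=(x_0+x_p\lambda^p)\varphi$. As $\Upsilon(0)=\Upsilon(1)=0$, Lemma~\ref{lem:rev}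 gives $\Xi(0)=\varphi_1^*(0)-4q=0$ and $\Xi(1)=\varphi_1(1)-4q(-1)^m=0$. So $x_0=x_p=0$.

The left side $\mathrm{Wr}$ of \eqref{eq:L4} is $u_1\theta u_2-u_2\theta u_1$ for $u_1=\varphi$, $u_2=\varphi\log\lambda+\varphi_1$. Both satisfy $(1-\lambda)\theta^2u=\lambda\theta u+\frac\lambda4u$, so $(1-\lambda)\theta\,\mathrm{Wr}=\lambda\,\mathrm{Wr}$ and $\theta((1-\lambda)\mathrm{Wr})=0$. Since $\deg\mathrm{Wr}\le p-1$ and $\mathrm{Wr}(0)=1$, we get $(1-\lambda)\mathrm{Wr}=1+C\lambda^p$, and $\lambda=1$ gives $C=-1$.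
\end{proof}

Theorem~\ref{thm:curve} involves $\hat h$, which belongs to the third-order equation. We now factor it through the second-order one. Put $K=\frac14(\varphi_1+\varphi_1^*-8q\varphi)\in\mathbb F_p[\xi]$.

\begin{lemma}\label{lem:K}
Modulo $p$,
\begin{gather}
\hat h\equiv\varphi K,\qquad\text{i.e.,}\qquad h_1\equiv\varphi(4K+4q\varphi),\label{eq:H2}\\
\varphi\,\vartheta K-K\vartheta\varphi+\tfrac12\varphi^2\equiv\tfrac12\xi^{p-1}.\label{eq:Wr}
\end{gather}
Moreover $G=t^mP_m(\xi/t)$ is a polynomial in $\xi$ and $t^2=\xi^2-1$, and in $(\mathbb Z/p^2)[\xi]$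
\begin{equation}\label{eq:T1}
G\equiv(-1)^m8^m\bigl[\varphi(1-pq)-pK\bigr].
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ode}, $\mathcal L$ kills $h\log z+h_1$, $\varphi(\varphi\log\lambda+\varphi_1)$ and $\varphi(\varphi\log(1-\lambda)+\varphi_1^*)$. As $\log z$ and $\log\lambda+\log(1-\lambda)$ have the same derivative, $\mathcal L$ kills the polynomial $D_0=h_1-\varphi(\varphi_1+\varphi_1^*)$ in $\lambda$, of degree at most $p-1$, with $D_0(0)=-4q$. By \eqref{eq:vartheta}, $\mathcal L\lambda^i=8i^3\lambda^i+\cdots$, so a nonzero solution in $\mathbb F_p[[\lambda]]$ has leading exponent divisible by $p$. The solution $D_0+4q\varphi^2$ vanishes at $0$ and has degree less than $p$, so it is zero. This is \eqref{eq:H2}.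

By \eqref{eq:L4} and \eqref{eq:vartheta}, $\varphi\vartheta\varphi_1-\varphi_1\vartheta\varphi\equiv\frac2\xi\bigl((1-\lambda)^p-(1-\lambda)\varphi^2\bigr)$. The substitution $\lambda\mapsto1-\lambda$ fixes $\vartheta$ and sends $\xi$ to $-\xi$, so $\varphi\vartheta\varphi_1^*-\varphi_1^*\vartheta\varphi\equiv-\frac2\xi(\lambda^p-\lambda\varphi^2)$. Adding, and using $(1-\lambda)^p-\lambda^p\equiv\xi^p$, we get $2\xi^{p-1}-2\varphi^2$; division by $4$ gives \eqref{eq:Wr}.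

The first claim on $G$ follows from the parity of $P_m$. Since $1-\xi^2/t^2=1/z$ and $t^{2m}=(-1)^mz^m$, \eqref{eq:H1} and \eqref{eq:H2} give $G^2=t^{2m}h(1/z)\equiv64^m\varphi\bigl(\varphi(1-2pq)-2pK\bigr)\equiv G_0^2$ with $G_0=8^m[\varphi(1-pq)-pK]$. So $(G-G_0)(G+G_0)\equiv0$. As $G_0\not\equiv0\pmod p$, one of the two factors is nonzero modulo $p$, hence not a zero divisor, and $G\equiv\pm G_0\pmod{p^2}$. At $\xi=1$, modulo $p$, $G=\binom{2m}m2^{-m}\equiv(-1)^m2^{-m}\equiv(-1)^m8^m$ and $G_0\equiv8^m$.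
\end{proof}

\section{Proof of Theorem~\ref{thm:curve}}\label{sec:thm3}

From now on $h,\hat h$ are evaluated at $z=-4f^4$ unless an argument is shown. Both sides of the theorem, multiplied by $M^{-1/2}$, will be seen to satisfy $\mathcal L=0$. In characteristic $0$ one would compare initial values. Modulo $p$ a solution is determined only up to a factor that is a function of $f^p$, and the work lies in showing that this factor has no poles.

\begin{lemma}\label{lem:sol}
\begin{enumerate}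
\item[(a)] Modulo $p$, $h$ is a polynomial in $f$ of degree $4m$ with value $1$ at $f=0$, and its zeros in $\overline{\mathbb F}_p$ have order at most $2$. The two zeros of $N$ are simple and lie over $z=1$; there $h$ has order $0$ if $m$ is even and order $1$ if $m$ is odd.
\item[(b)] If $u\in\mathbb F_p(f)$ and $\mathcal Lu=0$, then $u=C^ph$ with $C\in\mathbb F_p(f)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The degree is $4m$ because $d_m$ is a unit. If $\varphi$ had a zero of order $i\ge2$ at $\lambda_0$, then $\lambda_0\ne0,1$ since $\varphi(0),\varphi(1)=\pm1$, and the lowest term of $\mathcal E\varphi=0$ at $\lambda_0$ would give $p\mid i(i-1)$, which is impossible for $2\le i\le m$. So $P_m(\xi)$ has simple zeros. The map $\xi\mapsto z=1-\xi^2$ is unramified for $\xi\ne0$, so $h(z)=P_m(\xi)^2$ has zeros of order at most $2$ at $z\ne1$. At $\xi=0$ the order of $P_m$ has the parity of $m$ and is at most $1$, and it equals the order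 of $h(z)$ at $z=1$. The map $f\mapsto z=-4f^4$ is unramified for $f\ne0$. The zeros of $N$ are $f_0=\frac{-1\pm i}2$ with $i^2=-1$, and $f_0^4=-\frac14$.

(b) If $u\in\mathbb F_p((f))$ is a nonzero solution with leading term $u_if^i$, the coefficient of $f^i$ in $\mathcal Lu$ is $(i/2)^3u_i$, so $p\mid i$. Then $f^i$ is a constant for $\vartheta$, and $u-u_if^ih$ is a solution of higher order. Iterating, $u/h\in\mathbb F_p((f^p))$. If $u$ is rational, $u/h$ is a rational function with derivative $0$, so it lies in $\mathbb F_p(f^p)$, the field of $p$th powers.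
\end{proof}

The order of $C^p$ at any point is divisible by $p$, so $C^p$ is regular wherever its pole order is known to be less than $p$. For a rational function, $\deg$ denotes the degree of the numerator minus that of the denominator. We shall use
\begin{equation}\label{eq:Mterm}
M^mX^kY^j=(-8f)^{m-k}N^{m-k-j}(1+t)^{2k}(N^-)^j,\qquad\deg=3m+k\le4m .
\end{equation}

\subsection*{Step 1: the congruence modulo $p$}
By Lemma~\ref{lem:trunc}(b) only $k+j\le m$ contribute, so $M^mg$ is a polynomial of degree at most $4m$. Since $M^mg=M^{p/2}\Phi$ and $M^{p/2}$ is a constant modulo $p$, Proposition~\ref{prop:L} gives $\mathcal L(M^mg)=0$, so $M^mg=C^ph$. The finite poles of $C^p=M^mg/h$ have order at most $2<p$, so $C$ is a polynomial, and $\deg C^p\le0$. By \eqref{eq:Mterm} at $f=0$ the constant is $\tau_{m,0}=d_m\equiv(-1)^m$.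

\subsection*{Step 2: an inhomogeneous equation}
Write $(-1)^mM^mg=h+pe$ with $e\in\mathbb F_p(f)$. By \eqref{eq:Mterm}, $N^mM^mg$ is a polynomial of degree at most $6m$; so $e$ is regular at finite points except for poles of order at most $m$ at the zeros of $N$, and $\deg e\le4m$. For a function $s$ let
\[
\mathcal L[s]=(1+t^2)\bigl(3s\vartheta^2+3(\vartheta s)\vartheta+\vartheta^2s\bigr)+3t^2(2s\vartheta+\vartheta s)+3t^2s ,
\]
where $\vartheta s$ and $\vartheta^2s$ act by multiplication. Leibniz's rule gives $\mathcal L(\chi u)=\chi\mathcal Lu+\mathcal L[\vartheta\chi]u$. Let $\varsigma=\vartheta M/M$. Modulo $p^2$ we have $\vartheta^i(M^{-p/2})\equiv-\frac p2(\vartheta^{i-1}\varsigma)M^{-p/2}$ for $i\ge1$, hence $M^{p/2}\mathcal L(M^{-p/2}u)\equiv\mathcal Lu-\frac p2\mathcal L[\varsigma]u$. Take $u=h+pe$. The left side vanishes by Proposition~\ref{prop:L}, and $\mathcal Lh\equiv0\pmod{p^2}$, so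
\[
\mathcal Le=\tfrac12\mathcal L[\varsigma]h\pmod p .
\]
To solve this we need a function $\chi$ with $\vartheta\chi=\frac12\varsigma$, a substitute for $\frac12\log M$. The quotient $\delta$ nearly does this: applying $\vartheta$ to $1+p\delta=M(f^p)/M^p$ gives
\begin{equation}\label{eq:ddelta}
\vartheta\delta\equiv\tfrac\mu2-\varsigma,\qquad\vartheta\mu\equiv0\pmod p .
\end{equation}
So $\chi=-\frac12(\delta-\mu\log f)$ has $\vartheta\chi=\frac12\varsigma$, and $\mathcal L(\chi h)=\frac12\mathcal L[\varsigma]h$. The logarithm is removed with the solution of Lemma~\ref{lem:ode}(d): $e_1=\chi h-\frac\mu2(h\log f+\hat h)$. Thus $\mathcal L(e-e_1)=0$, and $e-e_1=C^ph$ with $C\in\mathbb F_p(f)$.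

\subsection*{Step 3: $C$ has no poles}
The functions $\delta,\mu$ have denominator $M^p$. At a finite point with $fN\ne0$, $e-e_1$ is regular and $h$ has order at most $2<p$. At $f=0$, the integral polynomials $M(f^p)-M^p$ and $f^pM'(f^p)$ are divisible by $f^p$, so $\delta,\mu$ are regular, and $h$ has value $1$. At $\infty$ we have $\deg\delta,\deg\mu\le0$, so $\deg(e-e_1)\le4m=\deg h$.

There remain the zeros of $N$, where $e_1$ could a priori have a pole of order $p$. Write $e_1=-\Omega/(2M^p)$ with $\Omega=h\tilde\delta+\tilde\mu\hat h$, $\tilde\delta=\frac1p(M(f^p)-M^p)$, $\tilde\mu=f^pM'(f^p)$. Let $i$ be either square root of $-1$ over $\mathbb Q_p$, and work in $\mathbb Z_p[i]$ with $f_0=\frac{-1+i}2$, $f_1=\frac{-1+i^p}2$. Both are zeros of $M$, and $f_1\equiv f_0^p\pmod p$. Write $f_1=f_0^p(1+p\eta)$. Taking fourth powers, $-\frac14=(-\frac14)^p(1+p\eta)^4$, so $1+4p\eta\equiv4^{p-1}\equiv1+2pq$ and $\eta\equiv\frac q2$. From $0=M(f_1)\equiv M(f_0^p)+p\eta\tilde\mu(f_0)$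 and $M(f_0)=0$ we get $\tilde\delta(f_0)\equiv-\frac q2\tilde\mu(f_0)$. By Lemma~\ref{lem:rev},
\[
\Omega(f_0)\equiv\tilde\mu(f_0)\bigl(\hat h(1)-\tfrac q2h(1)\bigr)=\tfrac14\tilde\mu(f_0)\bigl(h_1(1)-6qh(1)\bigr)\equiv0 .
\]
This is where the constant $-q$ in the definition of $\hat h$ is needed. If $m$ is even, $e-e_1$ has pole order at most $p-1$ at $f_0$ and $h$ does not vanish there, so $C^p$ has pole order less than $p$. If $m$ is odd, $h$ has a simple zero at $f_0$ and one more order is needed. Since $h(1)=0$ and $d\tilde\mu/df\equiv0$,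
\[
\frac{d\Omega}{df}(f_0)\equiv\tfrac14\tilde\mu(f_0)\frac{dz}{df}(f_0)\bigl(h_1'(1)-6qh'(1)\bigr)\equiv0 .
\]
So $e_1$ and $e$ have pole order at most $p-2$, and again $C^p$ has pole order less than $p$. Hence $C$ is a constant.

\subsection*{Step 4: $C=0$}
At $f=0$ we have $\delta=\frac1p(8^{1-p}-1)\equiv-3q$, $\mu\equiv1$, $h=1$, $\hat h=-q$, so $e_1=2q$. By \eqref{eq:Mterm}, $M^mg$ has the value $\sum_j\tau_{m,j}$. Here $\tau_{m,j}/\tau_{m,0}=\frac{(p/2)_j(-m)_j}{(m+1)_jj!}$, and the Chu--Vandermonde formula $\sum_j\frac{(-m)_j(a)_j}{(b)_jj!}=\frac{(b-a)_m}{(b)_m}$ gives $\sum_j\tau_{m,j}=\tau_{m,0}\frac{(1/2)_m}{(m+1)_m}=(-1)^m\frac{(1/2)_m^2}{m!^2}$. So $1+pe=\bigl(\binom{2m}m4^{-m}\bigr)^2\equiv16^m\equiv1+2pq$ at $f=0$ by \eqref{eq:basic}. Thus $e=e_1$ at $f=0$, and $C=0$. Theorem~\ref{thm:curve} is proved.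

\section{The point over $c=\frac54$ and its elliptic curve}\label{sec:cm}

\subsection{Values at the point}
From now on $p>7$. Let $\mathbb K=\mathbb Q(\sqrt{-7})$ and $\alpha=\frac{1+\sqrt{-7}}2$; a bar is the conjugation of $\mathbb K$. Quadratic reciprocity gives $\left(\frac{-7}p\right)=\left(\frac p7\right)$. Let $\mathcal O=\mathbb Z_p[\sqrt{-7}]$; this is $\mathbb Z_p$, after the choice of a root, if $\left(\frac p7\right)=1$, and the unramified quadratic extension otherwise. In both cases $p^2\mathcal O\cap\mathbb Z_p=p^2\mathbb Z_p$, so we may compute in $\mathcal O$. From $\alpha+\bar\alpha=1$ and $\alpha\bar\alpha=2$,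
\[
\alpha^2=\alpha-2,\quad\alpha^3=-\alpha-2,\quad\alpha^4=2-3\alpha,\quad\alpha^5=6-\alpha,\quad\alpha^6=5\alpha+2,
\]
so $\alpha^3+\bar\alpha^3=-5$, $\bar\alpha^3-\alpha^3=\sqrt{-7}$, $\alpha^4+\bar\alpha^4=1$, $\alpha^6+\bar\alpha^6=9$. For the rest of the paper the letters $f,t,\xi,\lambda,z$ denote, unless a polynomial identity is meant, the numbers
\begin{equation}\label{eq:point}
f=-\frac\alpha{\bar\alpha^2},\qquad t=\frac{\alpha^3}{\bar\alpha^3},\qquad\xi=\frac3{\bar\alpha^3},\qquad\lambda=-\frac{\alpha^4}{\bar\alpha^4},\qquad z=-\frac{\alpha^6}{\bar\alpha^6},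
\end{equation}
and $\varphi,\vartheta\varphi,K,\delta,\mu,\dots$ are evaluated there. The values are consistent: $t=2f^2$; $1+t=-5/\bar\alpha^3$ gives $c=\frac{1+t}{2f}=\frac54$; $1+t^2=9/\bar\alpha^6=\xi^2$; and $\bar\alpha^3-3=-\alpha^5$ gives $\frac{1-\xi}2=\lambda$. Further $1-\lambda=\bar\alpha^{-4}$, $1-t=\sqrt{-7}/\bar\alpha^3$, $N=\frac92f$, $M=-36f^2$. All these numbers are units of $\mathcal O$; this is where $p>7$ is used ($1+t$ fails for $p=5$ and $1-t$ for $p=7$). Conjugation acts by inversion: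
\begin{equation}\label{eq:conj}
\bar t=1/t,\qquad\bar\lambda=1/\lambda,\qquad\bar z=1/z,\qquad\bar\xi=\xi/t=1-2/\lambda .
\end{equation}
This is what makes the reversal formulas \eqref{eq:L1}, \eqref{eq:H1}, \eqref{eq:T1} useful at this point. Put $A_0=1+\frac{21}8\frac t{1-t}$, $A_1=\frac{21}8\frac{1+t}{1-t}$, $\mu_*=\frac{fM'(f)}{M(f)}=3-\frac{2+2f}N$. With $\alpha^3=\frac{-5-\sqrt{-7}}2$ and $\frac1f=-\frac{\bar\alpha^3}2=\frac{5-\sqrt{-7}}4$ we find
\begin{equation}\label{eq:consts}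
A_0=\frac{-5+15\sqrt{-7}}{16},\quad A_1=\frac{15\sqrt{-7}}8,\quad\mu_*=\frac{18+\sqrt{-7}}9,\quad\frac{\mu_*A_1}4=\frac{15\sqrt{-7}}{16}-\frac{35}{96},
\end{equation}
and $\frac14\overline{\mu_*}A_1=\frac{15\sqrt{-7}}{16}+\frac{35}{96}$.

\begin{corollary}\label{cor:point}
Put $B=\varphi(1-\frac p2\delta)-\frac p2\mu K$ and $\mathcal D\varphi=A_0\varphi+2A_1\vartheta\varphi$. At the point \eqref{eq:point}, modulo $p^2$,
\[
\Sigma_2\equiv(-1)^mM^{-m}\varphi B,\qquad\Lambda\equiv(-1)^mM^{-m}\bigl\{\mathcal D\varphi\cdot B-\tfrac p4\mu A_1\xi^{p-1}\bigr\}.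
\]
\end{corollary}

\begin{proof}
The first formula is Theorem~\ref{thm:curve} with $h=\varphi^2$ and $\hat h\equiv\varphi K$. For the second, $J_0=(1+t)\Phi$ and $\vartheta=\frac{1-t}{1+t}\theta_v$ give $vJ_0'=\frac{1+t}{1-t}(t\Phi+(1+t)\vartheta\Phi)$. As $\frac{42}{25}=\frac{21}8v$ and $X^{-1/2}(1+t)=M^{1/2}$, we get $\Lambda=M^{1/2}(A_0\Phi+A_1\vartheta\Phi)$. By Theorem~\ref{thm:curve}, $\Phi\equiv(-1)^mM^{-p/2}(h+pe_1)$ identically in $f$, so $M^{1/2}\vartheta\Phi\equiv(-1)^mM^{-m}\bigl[\vartheta h+p\vartheta e_1-\frac p2\varsigma h\bigr]$, and by \eqref{eq:ddelta} $\vartheta e_1=-\frac12\bigl[\delta\vartheta h+(\frac\mu2-\varsigma)h+\mu\vartheta\hat h\bigr]$. The terms in $\varsigma$ cancel, and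
\[
\Lambda\equiv(-1)^mM^{-m}\bigl\{(A_0h+A_1\vartheta h)(1-\tfrac p2\delta)-\tfrac p2\mu\bigl[A_0\hat h+A_1\vartheta\hat h+\tfrac12A_1h\bigr]\bigr\}.
\]
Here $A_0h+A_1\vartheta h=\varphi\mathcal D\varphi$. The last bracket is $A_0\varphi K+A_1(\varphi\vartheta K+K\vartheta\varphi+\frac12\varphi^2)$, which by \eqref{eq:Wr} equals $K\mathcal D\varphi+\frac12A_1\xi^{p-1}$.
\end{proof}

It remains to find $\varphi$, $\vartheta\varphi$ and $K$ at the point, to the precision required. The value $\varphi$ comes from the invariant differential of an elliptic curve, the derivative $\vartheta\varphi$ from a differential of the second kind.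

\subsection{The curve}
Let $\mathcal C$ be the smooth projective model of $Z^2=1-2\xi T^2+T^4$, with origin $O=(0,1)$. Near $O$, $T$ is a local parameter and
\[
\omega=\frac{dT}Z=\sum_{n\ge0}P_n(\xi)T^{2n}dT,\qquad u(T):=\sum_{n\ge0}P_n(\xi)\frac{T^{2n+1}}{2n+1}.
\]
The roots $T^2=\xi\pm t$ are units and distinct modulo $p$. So the affine curve and its copy in the coordinates $(1/T,Z/T^2)$ glue to a smooth proper model over $\mathcal O$: the curve has good reduction. We use the following standard facts.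
\begin{enumerate}
\item[(E1)] In characteristic $0$, an endomorphism $\phi$ is determined by its multiplier $\gamma$, defined by $\phi^*\omega=\gamma\omega$. An automorphism of the curve is a translation composed with an automorphism fixing $O$, and translations preserve $\omega$. Over $\mathbb C$, $\mathcal C=\mathbb C/L$ with $du=\omega$; $\gamma$ is a multiplier if and only if $\gamma L\subset L$, and then $\deg[\gamma]=|\gamma|^2$. A lattice is determined by its invariants $g_2,g_3$.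
\item[(E2)] An endomorphism defined over the fraction field of $\mathcal O$ extends to the smooth model. So $T\circ\phi$ has its expansion at $O$ in $T\mathcal O[[T]]$, and $\phi$ has a reduction $\tilde\phi$ of the same degree, compatible with the reduction of points and of $\omega$. If $\tilde\phi^*\omega=0$, then $\tilde\phi$ is inseparable.
\item[(E3)] A form of the second kind (a meromorphic differential with zero residues) on $\mathbb C/L$ has an additive period map $\chi\colon L\to\mathbb C$, and it is the differential of a function on the curve if and only if $\chi=0$. The period map of its pull-back by $[\gamma]$ is $l\mapsto\chi(\gamma l)$.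
\end{enumerate}
The involutions $(T,Z)\mapsto(-T,-Z)$ and $(T,Z)\mapsto(1/T,-Z/T^2)$ preserve $\omega$, so by (E1) they are translations by $2$-torsion points, namely by the images of $O$: $Q_0=(0,-1)$, and the point $Q_\infty$ with $T=\infty$, $Z/T^2=-1$. The map $(T,Z)\mapsto(-T,Z)$ fixes $O$ and sends $\omega$ to $-\omega$, so it is $[-1]$. Thus
\begin{equation}\label{eq:Tsym}
T(Q+Q_0)=-T(Q),\qquad T(Q+Q_\infty)=1/T(Q),\qquad T(-Q)=-T(Q),
\end{equation}
and $Q\mapsto Q_0-Q$ is the involution $(T,Z)\mapsto(T,-Z)$.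

\begin{proposition}\label{prop:cm}
Every $\gamma\in\mathbb Z[\alpha]$ is the multiplier of an endomorphism $[\gamma]$ of $\mathcal C$ defined over $\mathbb K$; the same holds for the curve $\overline{\mathcal C}$ with parameter $\bar\xi$. Define $\kappa\in\mathbb K\cap\mathcal O$ by $1+\kappa/\xi=A_0/A_1=\frac12+\frac{\sqrt{-7}}{42}$, and let $\psi=(T^2+\kappa)\omega$ on $\mathcal C$. Then $[\gamma]^*\psi=\bar\gamma\psi+dF_\gamma$ with a function $F_\gamma\in\mathbb K(\mathcal C)$, $F_\gamma(O)=0$.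
\end{proposition}

\begin{proof}
The function $\frac{1+Z}{2T^2}-\frac\xi6$ has its only pole at $O$. With $T=u-\frac\xi3u^3+\cdots$ and $Z=1-\xi T^2+\cdots$ its expansion is $u^{-2}+(\frac23-\frac12-\frac16)\xi+O(u^2)$, so it is the Weierstrass function $\wp$ of $L$. Its values at $Q_0,Q_\infty,Q_0+Q_\infty$ are $\frac\xi3$, $e_\infty=-\frac12-\frac\xi6$, $\frac12-\frac\xi6$, and $g_2$ is $-4$ times their second elementary symmetric function, $g_2=\frac{\xi^2}3+1$. From $\bar\alpha^3+1=\alpha^2$ and $\bar\alpha^6+3=-5\alpha^2$ we get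
\[
e_\infty=-\frac{\alpha^2}{2\bar\alpha^3},\quad g_2=-\frac{5\alpha^2}{\bar\alpha^6},\quad e_\infty^2=-\frac{\alpha^2}{20}g_2,\quad g_3=4e_\infty^3-g_2e_\infty=-\frac{e_\infty g_2}5(\alpha+3).
\]
Let $L'=L+\mathbb ZQ_\infty$, where $Q_\infty$ also denotes a half-period. Comparing poles and constant terms, $\wp_{L'}(u)=\wp(u)+\wp(u+Q_\infty)-e_\infty$. We use $\wp=u^{-2}+\frac{g_2}{20}u^2+\frac{g_3}{28}u^4+\cdots$ and, from $\wp''=6\wp^2-\frac{g_2}2$ and $\wp'(Q_\infty)=0$, the values $\wp''(Q_\infty)=6e_\infty^2-\frac{g_2}2$ and $\wp''''(Q_\infty)=12e_\infty\wp''(Q_\infty)$. The coefficients of $u^2$ and $u^4$ give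
\begin{align*}
g_2(L')&=60e_\infty^2-4g_2=(-3\alpha^2-4)g_2=\alpha^4g_2,\\
g_3(L')&=88e_\infty^3-8g_2e_\infty=-\tfrac15e_\infty g_2(22\alpha-4)=\alpha^6g_3,
\end{align*}
the last step because $(5\alpha+2)(\alpha+3)=22\alpha-4$. So $L'=\alpha^{-1}L$, $\alpha L\subset L$, and $\gamma L\subset L$ for all $\gamma\in\mathbb Z[\alpha]$. An automorphism of $\mathbb C$ over $\mathbb K$ fixes $\mathcal C$, $O$, $\omega$, $\gamma$, hence $[\gamma]$ by (E1). The conjugate of $[\gamma]$ is an endomorphism of $\overline{\mathcal C}$ with multiplier $\bar\gamma$, and $\mathbb Z[\alpha]$ is stable under conjugation.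

Write $\sim$ for equality up to an exact form. For any $u_0$, $(\wp(u+u_0)-\wp(u))du$ is the differential of the elliptic function $\zeta(u)-\zeta(u+u_0)$, where $\zeta$ is the Weierstrass zeta function; so $\wp(u+u_0)du\sim\wp\,du$. From $\alpha^2\wp(\alpha u)=\wp_{L'}(u)$ we get $[\alpha]^*(\wp\,du)=\alpha\wp(\alpha u)du\sim\frac2\alpha\wp\,du-\frac{e_\infty}\alpha du$, and $\frac2\alpha=\bar\alpha$. So for $s_0=\frac{e_\infty}{\alpha\sqrt{-7}}$ the form $(\wp+s_0)du$ is multiplied by $\bar\alpha$ under $[\alpha]^*$, up to an exact form. Its period map satisfies $\chi(\alpha l)=\bar\alpha\chi(l)$, hence $\chi(\gamma l)=\bar\gamma\chi(l)$ for all $\gamma\in\mathbb Z[\alpha]$ by additivity, and (E3) gives the same eigenform property for $[\gamma]^*$. We want a representative that is regular at $O$. A direct differentiation gives $d(Z/T)=(T^2-T^{-2})\omega$, and $\wp(u+Q_0)=\frac{1-Z}{2T^2}-\frac\xi6$ gives $T^{-2}=\wp(u)+\wp(u+Q_0)+\frac\xi3$.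 So $T^2\omega\sim(2\wp+\frac\xi3)du$ and $(T^2+2s_0-\frac\xi3)\omega\sim2(\wp+s_0)du$. Now
\[
1+\frac{2s_0-\xi/3}\xi=\frac23-\frac\alpha{3\sqrt{-7}}=\frac12+\frac{\sqrt{-7}}{42}=\frac{A_0}{A_1}
\]
by \eqref{eq:consts}, so $2s_0-\frac\xi3=\kappa$. The poles of $\psi$ lie at $T=\infty$, so $\psi$ and $[\gamma]^*\psi$ are regular at $O$ and $F_\gamma$ can be normalized by $F_\gamma(O)=0$. It is then unique, hence fixed by the automorphisms of $\mathbb C$ over $\mathbb K$.
\end{proof}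

The equality $1+\kappa/\xi=A_0/A_1$ is where the weight $182n+31$ enters: the constants $A_0,A_1$ come from this weight, and they match the eigenform $\psi$.

\section{The split case}\label{sec:split}

Let $\left(\frac p7\right)=1$, so $\mathcal O=\mathbb Z_p$. Since $\mathbb Z[\alpha]$ has class number one, $p$ is a norm, $4p=a^2+7b^2$ with $a\equiv b\pmod2$; odd $a,b$ would give $8\mid4p$, so $p=x^2+7y^2$. Take any such representation. Then $x+y$ is odd, and $p=\pi\bar\pi$ with $\pi=x+y\sqrt{-7}$; choose the sign of $y$ so that $\pi\in p\mathbb Z_p$ and $\bar\pi\in\mathbb Z_p^\times$. As $\pi=(x-y)+2y\alpha$ with $x-y$ odd, $[\pi]$ fixes every $2$-torsion point.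

\begin{lemma}\label{lem:split}
\emph{(a)} $P_m(\xi)\equiv\pm\bar\pi$ and $P_m(\bar\xi)\equiv\pm\bar\pi\pmod{p^2}$.
\emph{(b)} With $m_2=\frac{p^2-1}2$, $P_{m_2-1}(\xi)+\kappa P_{m_2}(\xi)\equiv0\pmod{p^2}$.
\end{lemma}

\begin{proof}
The method of (a) is that of Coster and Van Hamme \cite{CVH}. Let $\Gamma=\ker[\pi]$, a group of order $p$. By \eqref{eq:Tsym}, $T\circ[\pi]$ is invariant under $Q\mapsto Q_0-Q$, so $T\circ[\pi]=\mathcal R(T)$ with $\mathcal R\in\mathbb Q_p(T)$ of degree $p$; it is odd and $\mathcal R(1/T)=1/\mathcal R(T)$. We have $T(\pi Q)=0$ if and only if $Q\in\Gamma\cup(Q_0+\Gamma)$, and $T(Q+Q_0)=T(-Q)$, so the zeros of $\mathcal R$ are the $T(Q)$, $Q\in\Gamma$. They are finite, because $\Gamma$ contains no point of order $2$, and distinct, because $T(Q)=T(Q')$ means $Q'=Q$ or $Q+Q'=Q_0$. By (E2) the reduction of $[\pi]$ is inseparable of prime degree $p$, so its kernel is trivial; hence $\Gamma$ reduces to $O$ and all $T(Q)$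 have positive valuation. Therefore $R_0=\prod_{Q\in\Gamma}(T-T(Q))=T^p+p\tilde R$ with $\tilde R\in\mathbb Z_p[T]$ odd of degree at most $p-2$. The poles of $\mathcal R$ are the inverses of the zeros, so $\mathcal R=\varrho R_0/R_1$, where $R_1=T^pR_0(1/T)\in1+pT^2\mathbb Z_p[T]$ has degree $p-1$ and simple zeros, and $\mathcal R(1/T)=1/\mathcal R(T)$ gives $\varrho^2=1$. In particular $\mathcal R=\varrho T^p+p\mathcal G$ with $\mathcal G\in T\mathbb Z_p[[T]]$.

(a) Integrating $[\pi]^*\omega=\pi\omega$ gives $u(\mathcal R)=\pi u(T)$. Compare coefficients of $T^p$. The right side gives $\pi P_m/p$. On the left, the term $n=0$ gives $\varrho$ modulo $p^2$, since $\deg\tilde R<p$ and $1/R_1\in1+pT^2\mathbb Z_p[[T]]$. For $3\le2n+1\le p$ we have $\mathcal R^{2n+1}\equiv(\varrho p\tilde R/R_1)^{2n+1}$ modulo $T^{p+1}$, so these terms lie in $p^3\mathbb Z_p$ for $2n+1<p$ and in $p^{p-1}\mathbb Z_p$ for $2n+1=p$. Larger $n$ contribute nothing. So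 $P_m\equiv\varrho p/\pi=\varrho\bar\pi$. The same argument applies to the endomorphism of $\overline{\mathcal C}$ with multiplier $\pi$, since $\bar\xi^2-1=t^{-2}$ is a unit.

(b) Let $F=F_\pi$. We first show that $F$ has an integral expansion, by bounding its poles. Translation by $Q_0$ preserves $\psi$ and commutes with $[\pi]$, so it changes $F$ by a constant $C$ with $2C=0$; and $[-1]^*\psi=-\psi$ with $F(O)=0$ makes $F$ odd under $[-1]$. So $F$ is odd under $Z\mapsto-Z$, and $F/Z$ is an odd rational function of $T$. The form $\psi$ has double poles at $T=\infty$ and $[\pi]$ is unramified, so $F$ has at most simple poles, at the points over $\infty$ and over the zeros of $R_1$. These are points $Q'+Q_\infty$ with $Q'\in\Gamma\cup(Q_0+\Gamma)$. They have $Z\ne0$, since $Z=0$ means $2Q=Q_0$ while $2(Q'+Q_\infty)\in\Gamma$; so $T$ is unramified there. Where $Z=0$, $F/Z$ has a pole of order at most $1$ on the curve, and its order is even because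 $T$ is ramified; so it is regular. Hence $FR_1/Z=T\mathcal Q(T)$ is a polynomial, of degree at most $1+(p-1)-2=p-2$. Now $dF=\pi(\mathcal R^2+\kappa)\omega-\bar\pi\psi$ has an integral expansion, so the coefficients of $T^i$ in $F$ are integral for $i<p$. As $Z^{\pm1},R_1^{\pm1}\in\mathbb Z_p[[T]]$, the polynomial $T\mathcal Q$ is integral, and then so is $F=TZ\mathcal Q/R_1$.

Write $\psi=\sum\psi_nT^{2n}dT$, $\psi_n=\kappa P_n+P_{n-1}$ (with $P_{-1}=0$), and $\Psi=\sum\psi_n\frac{T^{2n+1}}{2n+1}$. Then $\Psi(\mathcal R)=\bar\pi\Psi+F$. For $i\ge1$,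
\[
\frac{\mathcal R^i}i-\frac{(\varrho T^p)^i}i=\sum_{l\ge1}\binom{i-1}{l-1}\frac{p^l}l\,\mathcal G^l(\varrho T^p)^{i-l}\in p\mathbb Z_p[[T]],
\]
so $\bar\pi\Psi(T)-\Psi(\varrho T^p)\in\mathbb Z_p[[T]]$. The coefficient of $T^p$ gives $\psi_m/p\in\mathbb Z_p$. The coefficient of $T^{p^2}$ gives $\bar\pi\psi_{m_2}/p^2-\varrho\psi_m/p\in\mathbb Z_p$, so $p^2\mid\psi_{m_2}$.
\end{proof}

\subsection*{Two fixed points}
By \eqref{eq:conj} and Lemma~\ref{lem:split}(a), $\varphi(\lambda)^2\equiv\varphi(1/\lambda)^2\equiv\bar\pi^2$; equivalently, $h(z)\equiv h(1/z)\equiv\bar\pi^2$, a unit. Squaring \eqref{eq:L1} and cancelling gives $\lambda^{p-1}\equiv16^{p-1}(1-p\varphi_1/\varphi)$, that is,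
\begin{equation}\label{eq:fixl}
\lambda^\sharp:=16^{1-p}\lambda^p(1+p\varphi_1/\varphi)\equiv\lambda\pmod{p^2}.
\end{equation}
Cancelling in \eqref{eq:H1}, with $z^m=(-1)^m4^mf^{2(p-1)}$ and $h_1/h\equiv4K/\varphi+4q$, gives $f^{2(p-1)}\equiv(1+2pq)(1-2pK/\varphi-2pq)\equiv1-2pK/\varphi$. So $f^\sharp=f^p(1+pK/\varphi)$ satisfies $(f^\sharp/f)^2\equiv1$, and $f^\sharp/f\equiv1\pmod p$ because $f\in\mathbb Z_p^\times$. Hence $f^\sharp\equiv f\pmod{p^2}$.

\subsection*{The sum $\Sigma_2$}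
Write $M^{1-p}=1+pr$ with $r\in\mathbb Z_p$. Then $1+p\delta+p\mu K/\varphi\equiv M(f^\sharp)/M^p\equiv1+pr$, so $B\equiv\varphi(1-\frac p2r)$. The number $M^{-m}(1-\frac p2r)$ has square $\equiv1\pmod{p^2}$ and is congruent to $\left(\frac{-36f^2}p\right)=(-1)^m$ modulo $p$, hence modulo $p^2$. Thus
\begin{equation}\label{eq:Bsplit}
(-1)^mM^{-m}B\equiv\varphi\pmod{p^2},
\end{equation}
and, as $p^2\mid\pi^2$, Corollary~\ref{cor:point} gives $\Sigma_2\equiv\varphi^2\equiv\bar\pi^2\equiv(\pi+\bar\pi)^2-2\pi\bar\pi=4x^2-2p$.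

\subsection*{The quantity $\Lambda$}
We need $\vartheta\varphi/\varphi$ modulo $p^2$. The relation $p\mid\psi_m$ gives it only modulo $p$; this is why Lemma~\ref{lem:split}(b) goes to the index $m_2$. The next lemma leads back from $m_2$ to $m$.

\begin{lemma}\label{lem:dwork}
Let $\varphi_2(\lambda)=P_{m_2}(1-2\lambda)$. As polynomials in $\lambda$,
\[
\varphi_2(\lambda)\equiv\varphi(\lambda)\,\varphi(16^{1-p}\lambda^p)+p\,\varphi_1(\lambda)\,(\theta\varphi)(\lambda^p)\pmod{p^2}.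
\]
\end{lemma}

\begin{proof}
The coefficient of $\lambda^k$ in $\varphi_2$, $k\le m_2$, is $\binom{2k}k^216^{-k}\prod_{i<k}\bigl(1-\frac{p^4}{(2i+1)^2}\bigr)\equiv\binom{2k}k^216^{-k}$, because $2i+1<p^2$. Write $k=k_0+pk_1$ with $0\le k_0<p$. If $k_0>m$, then $\lfloor2k/p\rfloor-2\lfloor k/p\rfloor=1$, so $p\mid\binom{2k}k$ and the coefficient vanishes modulo $p^2$. Let $k_0\le m$; since $m_2=pm+m$, the condition $k\le m_2$ then means $k_1\le m$. We have $k!=(pk_1)!\,k_0!\prod_{i\le k_0}(1+\frac{pk_1}i)$ and $(2k)!=(2pk_1)!\,(2k_0)!\prod_{i\le2k_0}(1+\frac{2pk_1}i)$ with $2k_0<p$. Also $\prod_{i<p}(pa+i)\equiv(p-1)!(1+paH_{p-1})\equiv(p-1)!\pmod{p^2}$, so $(pl)!\in p^ll!\,(p-1)!^l(1+p^2\mathbb Z_p)$ and $\binom{2pk_1}{pk_1}\equiv\binom{2k_1}{k_1}$. Hence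
\[
\tbinom{2k}k\equiv\tbinom{2k_1}{k_1}\tbinom{2k_0}{k_0}\bigl(1+2pk_1(H_{2k_0}-H_{k_0})\bigr)=\tbinom{2k_1}{k_1}\tbinom{2k_0}{k_0}(1+pk_1\ell_{k_0}),
\]
where $H_{2k}=O_k+\frac12H_k$ was used. So the coefficient is $\equiv b_{k_0}b_{k_1}16^{(1-p)k_1}(1+2pk_1\ell_{k_0})$.
\end{proof}

Evaluate at the point and put $\lambda_1=16^{1-p}\lambda^p\equiv\lambda\pmod p$. By \eqref{eq:fixl} and Taylor's formula, $\varphi\equiv\varphi(\lambda^\sharp)\equiv\varphi(\lambda_1)+p\frac{\varphi_1}\varphi\theta\varphi$. So $\varphi_2\equiv\varphi\cdot\bigl(\varphi(\lambda_1)+p\frac{\varphi_1}\varphi\theta\varphi\bigr)\equiv\varphi^2$, a unit. Applying $\theta$ to Lemma~\ref{lem:dwork} first and evaluating afterwards,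
\[
\theta\varphi_2\equiv\theta\varphi\cdot\varphi(\lambda_1)+p\varphi\,\theta\varphi+p\,\theta\varphi_1\,\theta\varphi\equiv\varphi\,\theta\varphi\Bigl(1+p\,\frac{\varphi^2+\varphi\theta\varphi_1-\varphi_1\theta\varphi}{\varphi^2}\Bigr).
\]
By \eqref{eq:L4} the numerator is $(1-\lambda)^{p-1}\equiv1\pmod p$. Since $\vartheta$ is a unit multiple of $\theta$, we get $\frac{\vartheta\varphi}\varphi\equiv\frac{\vartheta\varphi_2}{\varphi_2}\bigl(1-\frac p{\varphi^2}\bigr)$. On the other hand, \eqref{eq:vartheta}, the relation $(\xi^2-1)P_n'=n(\xi P_n-P_{n-1})$ with $n=m_2\equiv-\frac12$, Lemma~\ref{lem:split}(b) and Proposition~\ref{prop:cm} give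
\[
\frac{\vartheta\varphi_2}{\varphi_2}=m_2\Bigl(1-\frac{P_{m_2-1}(\xi)}{\xi P_{m_2}(\xi)}\Bigr)\equiv-\frac12\Bigl(1+\frac\kappa\xi\Bigr)=-\frac{A_0}{2A_1}\pmod{p^2}.
\]
Hence $\varphi\mathcal D\varphi=\varphi^2\bigl(A_0+2A_1\frac{\vartheta\varphi}\varphi\bigr)\equiv pA_0$. In Corollary~\ref{cor:point} use \eqref{eq:Bsplit} and, modulo $p$, $(-1)^mM^{-m}\equiv1$, $\xi^{p-1}\equiv1$, $\mu\equiv\mu_*$. By \eqref{eq:consts} the terms in $\sqrt{-7}$ cancel:
\begin{equation}\label{eq:Lsplit}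
\Lambda\equiv p\bigl(A_0-\tfrac14\mu_*A_1\bigr)=p\bigl(-\tfrac5{16}+\tfrac{35}{96}\bigr)=\tfrac5{96}p\pmod{p^2}.
\end{equation}

\section{The inert case and the end of the proof}\label{sec:inert}

Let $\left(\frac p7\right)=-1$. Then $\mathcal O/p$ is the field with $p^2$ elements, conjugation extends to $\mathcal O$, and $a^p\equiv\bar a\pmod p$ for $a\in\mathcal O$.

\subsection*{The sum $\Sigma_2$}
By (E2), $T\circ[\alpha]$ has an expansion $\mathcal T=\alpha T+\cdots\in\mathcal O[[T]]$, and $u(\mathcal T)=\alpha u(T)$. In the coefficient of $T^p$ on the left, the terms with $2n+1<p$ are integral and the term with $2n+1=p$ is $\alpha^pP_m(\xi)/p$. So $(\alpha-\alpha^p)P_m(\xi)\in p\mathcal O$, and $\alpha-\alpha^p\equiv\sqrt{-7}$ is a unit. Hence $\varphi=p\varphi_0$ with $\varphi_0\in\mathcal O$, and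
\[
B\equiv p\bigl(\varphi_0-\tfrac\mu2K\bigr)\pmod{p^2}.
\]
Both $\varphi$ and $B$ are divisible by $p$, so $\Sigma_2\equiv0\pmod{p^2}$ by Corollary~\ref{cor:point}.

\subsection*{The quantity $\Lambda$}
Now $\mathcal D\varphi$ is needed only modulo $p$. By \eqref{eq:Wr}, $-K\vartheta\varphi\equiv\frac12\xi^{p-1}$; so $K$ is a unit and $\mathcal D\varphi\equiv2A_1\vartheta\varphi\equiv-A_1\xi^{p-1}/K$. Corollary~\ref{cor:point} gives
\begin{equation}\label{eq:Linert}
\Lambda/p\equiv(-1)^mM^{-m}\xi^{p-1}A_1\Bigl\{-\frac{\varphi_0}K+\frac\mu2-\frac\mu4\Bigr\}\pmod p ,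
\end{equation}
and the difficulty is the ratio $\varphi_0/K$, which depends on $\varphi$ modulo $p^2$. We get it from the two reversal formulas, which by \eqref{eq:conj} both describe the same number $P_m(\bar\xi)=\varphi(1/\lambda)=P_m(\xi/t)$. By \eqref{eq:L1} it is divisible by $p$; write it as $p\varphi_{00}$. Dividing \eqref{eq:L1} and \eqref{eq:T1} by $p$, and using $16^m\equiv1$ and $8^{-m}\equiv2^m$, we get modulo $p$
\[
\lambda^m\varphi_{00}\equiv\varphi_0-\tfrac12\varphi_1,\qquad(-1)^m(2t)^m\varphi_{00}\equiv\varphi_0-K .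
\]
By \eqref{eq:L3} with $\varphi\equiv0$ and $\lambda^p\equiv\bar\lambda$, we have $\varphi_1^*\equiv-\frac{\bar\lambda}{1-\bar\lambda}\varphi_1$, so $K\equiv\frac14\varphi_1\frac{1-2\bar\lambda}{1-\bar\lambda}=\frac14\varphi_1\cdot\frac3{\alpha^3}\cdot\alpha^4$ and $\frac12\varphi_1\equiv\frac{2K}{3\alpha}$. From $\alpha^{p-1}\equiv\bar\alpha/\alpha$ and $\bar\alpha^{p-1}\equiv\alpha/\bar\alpha$ we get $\lambda^m=(-1)^m(\alpha/\bar\alpha)^{2(p-1)}\equiv(-1)^m(\bar\alpha/\alpha)^4$ and, as $2t=\alpha^4/\bar\alpha^2$, $(2t)^m=\alpha^{2(p-1)}\bar\alpha^{-(p-1)}\equiv(\bar\alpha/\alpha)^3$. Eliminating $\varphi_{00}$ gives $\frac{\bar\alpha}\alpha(\varphi_0-K)\equiv\varphi_0-\frac{2K}{3\alpha}$, that is, $(\alpha-\bar\alpha)\varphi_0\equiv(\frac23-\bar\alpha)K$. As $2-3\bar\alpha=\bar\alpha^4=\frac{1+3\sqrt{-7}}2$,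
\[
\frac{\varphi_0}K\equiv\frac{\bar\alpha^4}{3\sqrt{-7}},\qquad A_1\frac{\varphi_0}K\equiv\frac58\bar\alpha^4=\frac5{16}+\frac{15\sqrt{-7}}{16}\pmod p .
\]
In \eqref{eq:Linert}, $M^m=(-36)^mf^{p-1}\equiv(-1)^m\bar f/f$, so $(-1)^mM^{-m}\equiv f/\bar f=\alpha^3/\bar\alpha^3$, while $\xi^{p-1}\equiv\bar\xi/\xi=\bar\alpha^3/\alpha^3$; their product is $1$. Finally $\mu\equiv\bar fM'(\bar f)/M(\bar f)=\overline{\mu_*}$ and $\frac14\overline{\mu_*}A_1=\frac{15\sqrt{-7}}{16}+\frac{35}{96}$. Hence, as in the split case, $\Lambda\equiv p(-\frac5{16}+\frac{35}{96})=\frac5{96}p\pmod{p^2}$.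

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $p>7$ we have $\Lambda\equiv\frac5{96}p$ by \eqref{eq:Lsplit} and the computation above, so Proposition~\ref{prop:red} gives
\[
\Sigma_1\equiv-\frac{48}5\cdot\frac5{96}\,p+\frac{63}2\left(\frac{-1}p\right)p=\frac p2\left(63\left(\frac{-1}p\right)-1\right)\pmod{p^2},
\]
and $\Sigma_2$ was evaluated in Section~\ref{sec:split} and in this section. The primes $5$ and $7$ were checked in Section~\ref{sec:prelim}.
\end{proof}

\begin{thebibliography}{9}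
\bibitem{CVH} Coster and Van Hamme, J. Number Theory 38 (1991).
\bibitem{Sun} Zhi-Wei Sun, Some new series for $1/\pi$ motivated by congruences, arXiv:2009.04379 (2020).
\end{thebibliography}
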